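# Normality of cyclic polytopes in dimension four

## 1. Cyclic polygons, and what the same argument gives in dimension four

Choose integers $\tau_1<\dots<\tau_n$ with $n\ge 3$, and let $C_2(\tau_1,\dots,\tau_n)$ be the convex hull of the points $(\tau_i,\tau_i^2)$ on the parabola. Put this polygon at height one in $\mathbb R^3$ and take the cone over it. Is every integer point of the cone at height $k$ a sum of $k$ integer points of the polygon? The answer is yes for every choice of the $\tau_i$, and the proof is short. These notes treat the same question for the points $(\tau,\tau^2,\tau^3,\tau^4)$, where the answer depends on exactly two of the gaps between the $\tau_i$.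

**Definition (cyclic polytope).** Let $d\ge1$, $n\ge d+1$, and let $\tau_1<\dots<\tau_n$ be integers. The cyclic polytope $C_d(\tau_1,\dots,\tau_n)\subset\mathbb R^d$ is the convex hull of the points $(\tau_i,\tau_i^2,\dots,\tau_i^d)$. It is an integral simplicial polytope of dimension $d$ with $n$ vertices. We write $\Delta_{ij}=\tau_j-\tau_i$ for $i<j$.

**Definition (normal, very ample).** For an integral convex polytope $\mathcal P\subset\mathbb R^N$ let $\mathcal P^*\subset\mathbb R^{N+1}$ be the convex hull of the points $(1,\alpha)$, $\alpha\in\mathcal P$, and let $\mathcal A_{\mathcal P}=\mathcal P^*\cap\mathbb Z^{N+1}$. Then $\mathcal P$ is normal if $\mathbb Z_{\ge0}\mathcal A_{\mathcal P}=\mathbb Z^{N+1}\cap\mathbb Q_{\ge0}\mathcal A_{\mathcal P}$. It is very ample if $(\mathbb Z^{N+1}\cap\mathbb Q_{\ge0}\mathcal A_{\mathcal P})\setminus\mathbb Z_{\ge0}\mathcal A_{\mathcal P}$ is finite; the elements of this set are called holes. The first coordinate of a point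 of $\mathbb Z^{N+1}$ is its degree.

**Example.** The tetrahedron with vertices $(0,0,0),(1,0,0),(0,1,0),(1,1,2)$ is not normal. A lattice point with third coordinate $1$ would have weight $\frac12$ at the last vertex. Its first two coordinates would be $\frac12+\mu$ and $\frac12+\mu'$ with $\mu,\mu'\ge0$, $\mu+\mu'\le\frac12$; both are integers only if $\mu=\mu'=\frac12$, which is impossible. So the only lattice points are the vertices. Half the sum of the four lifted vertices is the integer point $(2,1,1,1)$. It is not a sum of two lifted vertices, because its last coordinate is odd.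

We use one textbook fact: every lattice polytope has a triangulation into empty lattice simplices, that is, lattice simplices whose only lattice points are their vertices.

**Proposition 1.** A lattice point of degree $h\ge1$ in the cone over a lattice polygon (possibly degenerate) is a sum of $h$ lattice points of the polygon at height $1$. In particular every $C_2(\tau_1,\dots,\tau_n)$ is normal.

**Proof.** We use induction on $h$; for $h=1$ there is nothing to show. Let $h\ge2$. The point $L$ lies in the cone over an empty simplex of a triangulation, so $L=\sum_{i=1}^m\mu_iw_i$ with lattice points $w_i$ of degree $1$, all $\mu_i>0$ and $m\le3$. If some $\mu_i\ge1$, then $L-w_i$ is a lattice point of the cone of degree $h-1$, and induction applies. Otherwise $h=\sum\mu_i<m\le3$, so $h=2$ and $m=3$. Then $\sum_i(1-\mu_i)w_i=\sum_iw_i-L$ is a lattice point of degree $3-2=1$ with all coefficients in $(0,1)$. It is a lattice point of the empty triangle other than a vertex,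 which is impossible. $\square$

What changes in dimension four? The same computation still settles all large degrees.

**Proposition 2.** Let $\mathcal P$ be a lattice polytope of dimension $4$ and let $L$ be a lattice point of degree $k\ge4$ in the cone over $\mathcal P^*$. Then there is $M\in\mathcal A_{\mathcal P}$ such that $L-M$ lies in the cone.

**Proof.** Write $L=\sum_{i=1}^m\mu_iw_i$ over an empty simplex, $\mu_i>0$, $m\le5$. If some $\mu_i\ge1$, take $M=w_i$. Otherwise $4\le k<m\le5$, so $k=4$ and $m=5$. Then $\sum(1-\mu_i)w_i$ is a lattice point of degree $1$ with all coefficients in $(0,1)$, contradicting emptiness. $\square$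

The argument stops at degrees $2$ and $3$. If $m=5$ and all $\mu_i<1$, the complement $\sum(1-\mu_i)w_i$ of a point of degree $3$ has degree $2$, and conversely. So complementation exchanges the two open degrees and contradicts nothing. In these two degrees the result depends on the gaps. The following conjecture is posed by Takayuki Hibi, Akihiro Higashitani, Lukas Katthän and Ryota Okazaki in "Normal cyclic polytopes and cyclic polytopes that are not very ample", arXiv:1202.6117 (2012): a cyclic polytope of dimension $4$ is normal if and only if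
$$\Delta_{23}\ge2\quad\text{and}\quad\Delta_{n-2,n-1}\ge2. \tag{1}$$
It is true, and we prove slightly more.

**Theorem 3.** Let $n\ge5$ and $\mathcal P=C_4(\tau_1,\dots,\tau_n)$. The following are equivalent: (i) $\mathcal P$ is normal; (ii) $\mathcal P$ is very ample; (iii) condition (1) holds.

**Corollary 4.** Every integral cyclic polytope of dimension $3$ is normal.

The implication (i)$\Rightarrow$(ii) is trivial. Section 3 proves (ii)$\Rightarrow$(iii), Sections 4 to 9 prove (iii)$\Rightarrow$(i), and Section 10 proves Corollary 4.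

## 2. Integer points as functionals on polynomials

We identify $\mathbb Z^5$ with $\Lambda=\mathrm{Hom}(\mathbb Z[t]_{\le4},\mathbb Z)$ by $L\mapsto(L(1),L(t),\dots,L(t^4))$. The lifted vertex $(1,\tau,\dots,\tau^4)$ becomes the evaluation $v_\tau:f\mapsto f(\tau)$, and the degree becomes $\deg L=L(1)$. For a finite set $\mathcal X\subset\mathbb Z$, whose elements we call nodes, let $C(\mathcal X)$ be the cone generated by the $v_\tau$, $\tau\in\mathcal X$. If $\mathcal X=\{\tau_1,\dots,\tau_n\}$, then $\mathcal A_{\mathcal P}$ is the set of elements of $C(\mathcal X)\cap\Lambda$ of degree $1$. By Vandermonde, any five distinct $v_\tau$ are linearly independent.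

**Definition (representation, reducible).** A representation of $L$ is an equation $L=\sum_\tau\lambda_\tau v_\tau$ with all $\lambda_\tau\ge0$. An $L\in C(\mathcal X)\cap\Lambda$ of degree $k\ge2$ is reducible (in $\mathcal X$) if there is $M\in C(\mathcal X)\cap\Lambda$ of degree $1$ with $L-M\in C(\mathcal X)$; otherwise it is irreducible.

Thus $\mathcal P$ is normal if and only if all $L$ of degree at least $2$ are reducible: if they are, split off $M$ and use induction on the degree; conversely, if $L$ is a sum of elements of degree $1$, take one of them as $M$. If $L$ is reducible in $\mathcal Y\subset\mathcal X$, it is reducible in $\mathcal X$. If $L=\sum\lambda_\tau v_\tau$ is a representation and $M=\sum\mu_\tau v_\tau\in\Lambda$ has degree $1$ and $0\le\mu_\tau\le\lambda_\tau$ for all $\tau$, we write $M\le\lambda$; then $L$ is reducible. So the task is always to find an integral functional of degree $1$ below a given coefficient vector.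

Translations and reflections $t\mapsto c-t$ ($c\in\mathbb Z$) act on all these notions, and condition (1) is invariant under reflection. "By reflection" refers to this symmetry.

**Divided differences.** For distinct integers $p_0,\dots,p_m$ let
$$[p_0,\dots,p_m]=\sum_i\frac{v_{p_i}}{\prod_{j\ne i}(p_i-p_j)},\qquad f[p_0,\dots,p_m]=[p_0,\dots,p_m](f).$$
For $f\in\mathbb Z[t]$ and an integer $p$ the polynomial $f[p,x]=\frac{f(x)-f(p)}{x-p}$ lies in $\mathbb Z[x]$. Since $f[p_0,\dots,p_m]$ arises by iterating this construction, divided differences at integer points are integral on $\mathbb Z[t]$. For $m\ge1$ they vanish on constants. Example: $[0,2]=\frac12(v_2-v_0)$, so $\frac12(v_0+v_2)=v_0+[0,2]\in\Lambda$.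

**Moment test.** A functional supported on $m$ integer points is integral on $\mathbb Z[t]$ if and only if it is integral on $1,t,\dots,t^{m-1}$: reduce a polynomial modulo the monic polynomial vanishing at these points. Example: $\frac13v_0+\frac12v_1+\frac16v_3$ has values $1,\ \frac12+\frac12=1,\ \frac12+\frac96=2$ on $1,t,t^2$, so it lies in $\Lambda$.

**First attempt.** The simplest $M$ is a vertex $v_\tau$, which works as soon as some $\lambda_\tau\ge1$. Take $\mathcal X=\{-3,-2,0,2,3\}$ and $L=\frac12(v_{-3}+v_{-2}+v_2+v_3)$, which is $(2,0,13,0,97)$. All coefficients are below $1$ and the representation is unique, so no vertex can be subtracted. The non-vertex $M=\frac12(v_{-2}+v_2)=(1,0,4,0,16)$ works. We shall have to produce such points systematically.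

**Gale's evenness criterion** in dimension $4$: the facets of $C_4(\tau_1,\dots,\tau_n)$ are spanned by the index sets $\{i,i+1,j,j+1\}$ with $j\ge i+2$, and $\{1,i,i+1,n\}$ with $1<i$, $i+1<n$.

## 3. A gap of length one produces infinitely many holes

**By hand.** Let $\mathcal X=\{-1,0,1,2,3\}$, so $\Delta_{23}=1$, and let
$$L=\tfrac1{24}\left(5v_{-1}+20v_0+18v_1+4v_2+v_3\right).$$
Its values on $1,t,t^2,t^3,t^4$ are $2,1,2,3,7$, so $L\in\Lambda$ has degree $2$. Suppose $L=M+M'$ with $M,M'$ of degree $1$ in the cone. The polynomial $t(t-1)$ is nonnegative at all integers and $L(t^2-t)=1$, so one of the two, say $M'$, vanishes on $t(t-1)$. It is then a lattice point of the segment from $v_0$ to $v_1$, so it is $v_0$ or $v_1$, because its value on $t$ is an integer. But $L-v_0$ and $L-v_1$ have a negative coefficient ($\frac{20}{24}-1$, $\frac{18}{24}-1$), and representations on five nodes are unique. So $L$ is a hole. The general case uses the same polynomial $t(t-1)$.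

**Proposition 5.** If condition (1) fails, then $\mathcal P$ is not very ample.

**Proof.** By reflection let $\Delta_{23}=1$; translate so that $\tau_2=0$, $\tau_3=1$. Put $x=\tau_1=-A<0$, $y=\tau_4$, $y'=\tau_{n-1}$, $z=\tau_n$; then $2\le y\le y'<z$ (with $y=y'$ if $n=5$). Let $s=x+z-1$ and define $\ell:\mathbb Z[t]_{\le2}\to\mathbb Z$ by
$$\ell(1)=1,\qquad\ell(t)=s,\qquad\ell\big((t-x)(t-z)\big)=-1 .$$
For integers $k,j$ let $M_{k,j}\in\Lambda$ be given by $M_{k,j}(1)=k$, $M_{k,j}(t)=j$, $M_{k,j}(t(t-1)q)=\ell(q)$ for $\deg q\le2$.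

**Step 1.** We show $M_{2,1}\in C(\mathcal X)$ by writing down its coefficients. Write $\ell=\sum\psi_r\,\mathrm{ev}_r$ over $r\in\{x,y',z\}$. By Lagrange interpolation $\psi_z,\psi_x,\psi_{y'}$ have the signs of $\ell((t-x)(t-y'))$, $\ell((t-y')(t-z))$, $\ell(-(t-x)(t-z))$. These are
$$-1+(z-y')(s-x)=-1+(z-y')(z-1)\ge0,\qquad -1+(y'-x)(z-s)=-1+(y'+A)(1+A)\ge0,\qquad 1 .$$
(For the first write $t-y'=(t-z)+(z-y')$, for the second $t-y'=(t-x)-(y'-x)$.) So $\psi\ge0$. Put $\alpha=\sum\frac{\psi_r}{r-1}$, $\beta=\sum\frac{\psi_r}r$. Then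
$$M_{2,1}=\sum_r\frac{\psi_r}{r(r-1)}v_r+(1-\alpha)v_1+(1+\beta)v_0 .$$
Indeed both sides have value $\ell(q)$ on $t(t-1)q$ and value $1$ on $t$; on $1$ the right side has $(\alpha-\beta)+(1-\alpha)+(1+\beta)=2$, since $\frac1{r(r-1)}=\frac1{r-1}-\frac1r$. Also $r(r-1)>0$ for all three $r$. It remains to see $\alpha\le1$ and $\beta\ge-1$. Let $g=(t-x)(t-y')(t-z)$ and $g[c,t]=\frac{g(t)-g(c)}{t-c}$. At a root $r$ of $g$ we have $g[c,r]=-\frac{g(c)}{r-c}$, so $\alpha=-\ell(g[1,t])/g(1)$ and $\beta=-\ell(g[0,t])/g(0)$. Writing $g=(t-y')\cdot(t-x)(t-z)$ one finds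
$$g[c,t]=(t-x)(t-z)+(c-y')(t+c-x-z).$$
Hence $\ell(g[1,t])=-1+(1-y')(s+1-x-z)=-1$ and $\ell(g[0,t])=-1-y'(s-x-z)=y'-1$. With $g(1)=(1+A)(y'-1)(z-1)$ and $g(0)=Ay'z$,
$$\alpha=\frac1{(1+A)(y'-1)(z-1)}\le1,\qquad\beta=-\frac{y'-1}{Ay'z}\ge-1 .$$

**Step 2.** We show $M_{1,j}\notin C(\mathcal X)$ for every $j\in\mathbb Z$, using two polynomials that are nonnegative on all nodes: $p=-(t-x)(t-1)(t-y)(t-z)$ and $p_2=(t-x)t(t-y')(t-z)$. (The first vanishes at $x,1,y,z$, has value $Ayz>0$ at $0$, and is $\ge0$ on $[y,z]$; the second vanishes at $x,0,y',z$ and is $\ge0$ on $[0,y']$.) With $G=-(t-x)(t-y)(t-z)$ we have $p=(t-1)G=p(0)(1-t)+t(t-1)\frac{G-G(0)}t$, where $p(0)=-G(0)=Ayz$ and $\frac{G-G(0)}t=-(t-x)(t-z)+y(t-x-z)$. So for $j\ge1$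
$$M_{1,j}(p)=Ayz(1-j)+1+y(s-x-z)=Ayz(1-j)+1-y<0 .$$
Similarly $p_2=tg=g(1)t+t(t-1)g[1,t]$, so $M_{1,j}(p_2)=g(1)j-1<0$ for $j\le0$.

**Step 3.** We produce infinitely many holes. For $m\ge0$ let $L_m=M_{2,1}+m(v_0+v_1)\in C(\mathcal X)\cap\Lambda$. Suppose $L_m$ is a sum of elements of $C(\mathcal X)\cap\Lambda$ of degree $1$. Each has a nonnegative integer value on $t(t-1)$, and the total is $\ell(1)=1$. So all but one vanish on $t(t-1)$; each of these is a lattice point of the segment from $v_0$ to $v_1$, hence $v_0$ or $v_1$. The remaining one has degree $1$ and takes the value $\ell(q)$ on every $t(t-1)q$, so it is some $M_{1,j}$, contradicting Step 2. So every $L_m$ is a hole. $\square$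

## 4. A smallest failure has a core of at most four consecutive integers

Call $\mathcal X=\{\tau_1<\dots<\tau_n\}$ good if $n\ge5$ and (1) holds. To prove (iii)$\Rightarrow$(i) we must show that for good $\mathcal X$ every $L$ of degree at least $2$ is reducible. Suppose not. By Proposition 2 there is an irreducible $L$ of degree $k\in\{2,3\}$ in some good $\mathcal X$. We choose $(\mathcal X,L)$ with $|\mathcal X|=n$ minimal and keep it until the end of Section 9. Two facts hold.

(F1) In every representation of $L$ all $\lambda_\tau<1$; otherwise $v_\tau\le\lambda$.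

(F2) If $n\ge6$ and $3\le i\le n-2$, every representation has $\lambda_{\tau_i}>0$. Otherwise $L\in C(\mathcal X\setminus\{\tau_i\})$. This set is good: it has at least five elements, and removing $\tau_i$ either leaves the two gaps in (1) unchanged or enlarges one of them (when $i=3$ or $i=n-2$). By minimality $L$ would be reducible there.

**Lemma 6.** After a translation,
$$\mathcal X=\{x_1<x_2<0<1<\dots<r-1<y_1<y_2\},\qquad r=n-4\in\{1,2,3,4\},\quad x_2\le-2,\quad y_1\ge r+1 .$$
If $r\ge2$, every representation of $L$ has all coefficients at the core $0,\dots,r-1$ in $(0,1)$. If $r=4$, then $L$ has a representation on $\{x_1,0,1,2,3\}$ and one on $\{0,1,2,3,y_2\}$.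

**Proof.** First we find two special representations. Subtract from $L$ the largest multiple of $v_{\tau_1}$ that keeps it in $C(\mathcal X)$. The result lies on a facet whose defining functional is positive at $v_{\tau_1}$, that is, a facet not containing $v_{\tau_1}$. By Gale this facet is $\{i,i+1,j,j+1\}$ with $i\ge2$, $j\ge i+2$. So $L$ has a lower representation on an index set $\{1,i,i+1,j,j+1\}$. By reflection it has an upper representation on some $\{i,i+1,j,j+1,n\}$. If $n\ge6$, (F2) says that these sets contain $\{3,\dots,n-2\}$; as the lower set has four elements besides $1$, $n-4\le4$, so $n\le8$.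

Next we show that the gaps inside $\{3,\dots,n-2\}$ are $1$. For $n=5$ there is nothing to show.

*$n=6$.* The lower set contains $3,4$, so it is $\{1,2,3,4,5\}$ or $\{1,3,4,5,6\}$. If $\Delta_{34}\ge2$, both are good (the relevant gaps are $\Delta_{23},\Delta_{34}$, respectively $\Delta_{34},\Delta_{45}$), contradicting minimality. So $\Delta_{34}=1$.

*$n=7$.* The lower set contains $3,4,5$, so it is $\{1,2,3,4,5\}$ or $\{1,3,4,5,6\}$; both lie inside $\{1,\dots,6\}$, which is good if $\Delta_{45}\ge2$. So $\Delta_{45}=1$, and by reflection $\Delta_{34}=1$.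

*$n=8$.* The lower set contains $3,4,5,6$, so it is $\{1,3,4,5,6\}$. As $\{1,\dots,6\}$ is not good, $\Delta_{45}=1$. As $\{1,\dots,6,8\}$ is not good and its relevant gaps are $\Delta_{23},\Delta_{56}$, we get $\Delta_{56}=1$; by reflection $\Delta_{34}=1$. The upper set is $\{3,4,5,6,8\}$ by reflection.

Translate so that $\tau_3=0$. Condition (1) gives $x_2\le-2$ and $y_1\ge r+1$. The statement about core coefficients is (F1) and (F2). $\square$

We exclude $r=4$ at once. For $r=1,2,3$ we need tools. A phrase such as "$L$ is reducible" always ends a case by contradiction.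

## 5. Core of four integers

**Proposition 7.** $r=4$ is impossible.

**Proof.** We compare the two representations of Lemma 6. Let $\pi=t(t-1)(t-2)(t-3)$, so $\pi'(0),\dots,\pi'(3)=-6,2,-2,6$. Put
$$H=L(\pi)\ge0,\qquad\lambda_i^0=\frac{L(\pi/(t-i))}{\pi'(i)},\qquad p=-x_1\ge3,\qquad q=y_2-3>0 .$$
($H\ge0$ since $\pi\ge0$ at integers.) In the representation on $\{x_1,0,1,2,3\}$ the outer coefficient times $\pi(x_1)$ is $H$, so evaluating $L(\pi/(t-i))$ gives $\lambda_i=\lambda_i^0-\frac H{(x_1-i)\pi'(i)}$; similarly for $y_2$. The core coefficients are therefore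
$$\text{lower: }\ \lambda_0^0-\tfrac H{6p},\quad\lambda_1^0+\tfrac H{2(p+1)},\quad\lambda_2^0-\tfrac H{2(p+2)},\quad\lambda_3^0+\tfrac H{6(p+3)};$$
$$\text{upper: }\ \lambda_0^0+\tfrac H{6(q+3)},\quad\lambda_1^0-\tfrac H{2(q+2)},\quad\lambda_2^0+\tfrac H{2(q+1)},\quad\lambda_3^0-\tfrac H{6q}.$$
All eight numbers lie in $(0,1)$, and for each $i$ one correction is $\ge0$ and the other $\le0$; hence $0<\lambda_i^0<1$. As $\lambda_1^0,\lambda_2^0\in\frac12\mathbb Z$, both equal $\frac12$.

By Lagrange interpolation $\sum_i\lambda_i^0f(i)=L(f)$ for $\deg f\le3$. With $f=1$: $\lambda_0^0+\lambda_3^0=k-1<2$, so $k=2$ and $\lambda^0_0+\lambda^0_3=1$. With $f=t$: $\frac12+1+3\lambda_3^0\in\mathbb Z$, so $\lambda_3^0\in\{\frac16,\frac12,\frac56\}$. In the lower representation $\lambda_1\ge\frac12$ and $\lambda_3\ge\lambda_3^0$. If $\lambda_3^0\ge\frac12$, then $\frac12(v_1+v_3)\in\Lambda$ is $\le\lambda$. If $\lambda_3^0=\frac16$, then $\lambda_2>0$ gives $H<p+2$, so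
$$\lambda_0>\tfrac56-\tfrac{p+2}{6p}\ge\tfrac56-\tfrac5{18}>\tfrac13 ,$$
and $\frac13v_0+\frac12v_1+\frac16v_3$, which lies in $\Lambda$ by the example in Section 2, is $\le\lambda$. So $L$ is reducible. $\square$

## 6. Lattice functionals below a coefficient vector

In this section $L=\sum_{\tau\in S}\lambda_\tau v_\tau$ is a representation of our irreducible $L$ of degree $k$; by (F1) all $\lambda_\tau<1$. The lemmas are stated in the form "if …, then $L$ is reducible", so each hypothesis fails for $L$. The common device is to start from one or two nodes with large coefficients and correct the degree by adding small divided differences.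

**Lemma 8 (two nodes).** Let $p<q$ be in $S$ and $\Delta=q-p$. If some integer $0\le s\le\Delta$ has $\frac s\Delta\le\lambda_p$ and $1-\frac s\Delta\le\lambda_q$, then $L$ is reducible. In particular this holds if $\lambda_p+\lambda_q\ge1+\frac1\Delta$.

**Proof.** $\frac s\Delta v_p+(1-\frac s\Delta)v_q=v_q-s[p,q]\in\Lambda$. If $\lambda_p+\lambda_q\ge1+\frac1\Delta$, the interval $[\Delta(1-\lambda_q),\Delta\lambda_p]\subset[0,\Delta]$ has length at least $1$ and contains an integer. $\square$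

**Lemma 9 (base pair).** Let $\{p,q\}\subsetneq Q\subset S$, $\gamma=\frac1{|p-q|}$, $\gamma_r=\frac1{|(r-p)(r-q)|}$ for $r\in Q\setminus\{p,q\}$. If
$$\lambda_p,\lambda_q\ge\gamma,\qquad\lambda_p+\lambda_q\ge2\gamma+\max_r\gamma_r,\qquad\sum_{Q}\lambda\ge1+\gamma+\sum_r\gamma_r,$$
then $L$ is reducible. It suffices that these hold with $\gamma,\gamma_r$ replaced by upper bounds.

We call $1+\gamma+\sum\gamma_r$ the total.

**Proof.** For integers $m_r\ge0$, signs, and $s\in\mathbb Z$, the functional $\sum_r\pm m_r[p,q,r]+v_p+s\frac{v_q-v_p}{q-p}$ lies in $\Lambda$ and has degree $1$. With suitable signs its coefficient at $r$ is $m_r\gamma_r$, and as $s$ varies its coefficient at $q$ runs through a coset of $\gamma\mathbb Z$. Let $|T|=\sum m_r\gamma_r$, where we require $m_r\gamma_r\le\lambda_r$, and put $\theta=1+\gamma-\lambda_p-\lambda_q$.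

We choose the $m_r$ so that $\rho=1-|T|$ satisfies $\gamma\le\rho\le\lambda_p+\lambda_q-\gamma$. If $\theta\le0$ take all $m_r=0$; then $\rho=1$ works. If $\theta>0$, raise the $m_r$ one unit at a time until $|T|\ge\theta$. This is possible since $\sum_r\lfloor\lambda_r/\gamma_r\rfloor\gamma_r>\sum_r(\lambda_r-\gamma_r)\ge\theta$ by the third hypothesis. Then $|T|<\theta+\max\gamma_r\le1-\gamma$ by the second. So $\rho>\gamma$ and $\rho\le1-\theta=\lambda_p+\lambda_q-\gamma$.

The coefficient at $q$ must lie in $[\max(0,\rho-\lambda_p),\min(\lambda_q,\rho)]$; then the coefficient at $p$ lies in $[0,\lambda_p]$. The four differences of an upper and a lower end are $\lambda_q,\ \rho,\ \lambda_p+\lambda_q-\rho,\ \lambda_p$, all at least $\gamma$. So the interval contains a point of the coset. $\square$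

**Definition (move).** Fix $p\in S$ and put $d_r=|r-p|$. A move at $p$ is $D=\sum_{r\ne p}\mu_r(v_r-v_p)\in\Lambda$ with $\mu_r\ge0$. Its mass is $|D|=\sum\mu_r$, and $\mu_rd_r$ is its height at $r$.

Since $(v_r-v_p)(f)=(r-p)g(r)$ with $g(x)=f[p,x]\in\mathbb Z[x]$, $D$ is a move as soon as $\sum\mu_r(r-p)\,\mathrm{ev}_r$ is integral on $\mathbb Z[x]$. If all $r$ are on one side of $p$, this means that $\sum(\text{height at }r)\,\mathrm{ev}_r$ is integral. Hence the following are moves.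

- The ray at $r$: $\mu_r=\frac1{d_r}$.
- The chord $(q,r)$ for $q,r$ on the same side, $\delta=d_r-d_q>0$, with an integer $0\le s\le\delta$: heights $\frac{\delta-s}\delta$ at $q$ and $\frac s\delta$ at $r$. Its mass lies between $\frac1{d_r}$ and $\frac1{d_q}$.
- $U_{qr}=[q,p,r]$ for $q,r$ on opposite sides: $\mu_q=\frac1{d_q(d_q+d_r)}$, $\mu_r=\frac1{d_r(d_q+d_r)}$, mass $\frac1{d_qd_r}$.
- Three nodes on one side: $T_{134}$ at distances $1,3,4$ with heights $\frac16,\frac12,\frac13$ (moments $1,3,10$ of $1,t,t^2$; mass $\frac5{12}$); $T_{356}$ at distances $3,5,6$ with heights $\frac16,\frac12,\frac13$ (moments $1,5,26$; mass below $\frac14$); $T_{135}$ at distances $1,3,5$ with heights $\frac18,\frac34,\frac18$ (moments $1,3,10$; mass $\frac25$).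
- One node at distance $1$ on one side and nodes at distances $2,3$ on the other: $V_1$ with $\mu=(\frac1{12},\frac16,\frac14)$, mass $\frac12$; $V_2$ with $\mu=(\frac16,\frac13,\frac16)$, mass $\frac23$. With $p=0$ and nodes $-1,2,3$ the signed weights $\mu_r(r-p)$ are $-\frac1{12},\frac13,\frac34$ (moments $1,3,8$) and $-\frac16,\frac23,\frac12$ (moments $1,3,7$).

The triples pass the moment test, as the listed moments are integers. Example: at $p=0$, $U_{-2,2}=\frac18v_{-2}-\frac14v_0+\frac18v_2$.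

**Lemma 10 (lists of moves).** Suppose a list of moves at $p$ (repetitions allowed) has total coefficients $\le\lambda_r$ at all $r\ne p$, each mass is $\le\lambda_p$, and the total mass is $\ge1-\lambda_p$. Then $L$ is reducible. If $\varepsilon_r$ denotes the unused part of $\lambda_r$, the last condition holds when $\sum_{r\ne p}\varepsilon_r\le k-1$.

**Proof.** Let $D$ be the first partial sum of mass $\ge1-\lambda_p>0$. Its mass is at most $1$, since the previous partial sum has mass below $1-\lambda_p$ and the last move has mass $\le\lambda_p$. So $M=v_p+D$ has coefficient $1-|D|\in[0,\lambda_p]$ at $p$, and $M\le\lambda$. The total mass is $\sum_{r\ne p}(\lambda_r-\varepsilon_r)=k-\lambda_p-\sum\varepsilon_r$. $\square$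

We always take a maximal list of moves from the kinds named in the context: no further move of these kinds fits under the residuals $\varepsilon_r$. Such a list exists, because there are finitely many kinds, each of positive mass. Put $\varphi_r=d_r\varepsilon_r$. Maximality gives the following rules.

(R1) $\varphi_r<1$, if rays at $r$ are allowed.

(R2) If $q,r$ are on opposite sides and $U_{qr}$ is allowed, then $\varepsilon_q<\frac1{d_q(d_q+d_r)}$ or $\varepsilon_r<\frac1{d_r(d_q+d_r)}$. The same alternative holds with $d_q,d_r$ replaced by lower bounds, since both expressions decrease in both distances.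

(R3) If $q,r$ are on the same side, chords $(q,r)$ are allowed and $\varphi_q,\varphi_r<1$, then no integer $0\le s\le\delta$ has $\varphi_q\ge\frac{\delta-s}\delta$ and $\varphi_r\ge\frac s\delta$. As in Lemma 8, therefore $\varphi_q+\varphi_r<1+\frac1\delta$, where $\frac1\delta$ may be replaced by an upper bound.

"(V) at $p$" means: apply Lemma 10 at $p$ with a maximal list of the named kinds. In every use except Step 4(iii) of Section 7 we shall have $\lambda_p\ge\frac12$, and the listed moves have mass at most $\frac12$: rays and chords are used with all distances at least $2$, or else are chords of stated mass at most $\frac12$; moves $U_{qr}$ have $d_qd_r\ge2$; the masses of the triples are given above.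

**Lemma 11 (unit edges).** Let $b$ and $c=b+1$ be nodes and let $r$ run over other nodes, so $(r-b)(r-c)>0$. For real $\psi_r$ put $\ell=\sum\psi_r\,\mathrm{ev}_r$, $\alpha=\sum\frac{\psi_r}{r-c}$, $\beta=\sum\frac{\psi_r}{r-b}$.

(a) If $\ell$ is integral on $\mathbb Z[t]_{\le2}$ and $k',j\in\mathbb Z$, the functional with value $k'$ on $1$, $j$ on $t-b$ and $\ell(q)$ on $(t-b)(t-c)q$ lies in $\Lambda$ and equals
$$\sum_r\frac{\psi_r}{(r-b)(r-c)}v_r+(j-\alpha)v_c+(k'+\beta-j)v_b. \tag{2}$$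

(b) For $L$ itself put $j_L=L(t-b)$, $\ell_L=L((t-b)(t-c)\,\cdot)$, $\psi_r=\lambda_r(r-b)(r-c)$, and let $\alpha_L,\beta_L$ be the values of $\alpha,\beta$. Then $\lambda_c=j_L-\alpha_L$ and $\lambda_b=k+\beta_L-j_L$.

(c) Let $\psi\ge0$, $k'=1$, $j=l+1$. Then the functional (2) is $\le\lambda$ if and only if $\frac{\psi_r}{(r-b)(r-c)}\le\lambda_r$ for all $r$ and
$$l+1-\lambda_c\le\alpha\le l+1,\qquad l\le\beta\le l+\lambda_b. \tag{3}$$

(d) For $i$ units at $r$, that is $\ell=i\,\mathrm{ev}_r$, let $w$ be the distance of $r$ to the nearer of $b,c$. The coefficient at $r$ is $\frac i{w(w+1)}$, and $(\alpha,\beta)=(\frac iw,\frac i{w+1})$ if $r>c$, $(\alpha,\beta)=(-\frac i{w+1},-\frac iw)$ if $r<b$.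

**Proof.** The polynomials $1$, $t-b$ and $(t-b)(t-c)t^i$, $i\le2$, form a basis of $\mathbb Z[t]_{\le4}$, which gives integrality. Both sides of (2) agree on $(t-b)(t-c)q$; on $t-b$ the right side is $\alpha+(j-\alpha)=j$; on $1$ it is $(\alpha-\beta)+(j-\alpha)+(k'+\beta-j)=k'$, as $\frac1{(r-b)(r-c)}=\frac1{r-c}-\frac1{r-b}$. Part (b) is (2) for $L$. In (c) the coefficients at $c$ and $b$ are $l+1-\alpha$ and $\beta-l$. Part (d) is substitution. $\square$

**Lemma 12 (heavy unit edge).** If $c=b+1$, $\lambda_b,\lambda_c\ge\frac12$ and some other node $r$ with $w\ge2$ has $\lambda_r\ge\frac16$, then $L$ is reducible.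

**Proof.** By reflection let $r>c$. Use (3) with $l=0$ and $i=\lceil w(1-\lambda_c)\rceil$ units at $r$; then $1\le i\le\lceil w/2\rceil\le\frac{w+1}2$. So $1-\lambda_c\le\frac iw\le1$ and $0\le\frac i{w+1}\le\frac12\le\lambda_b$. The coefficient at $r$ is at most $\frac{\lceil w/2\rceil}{w(w+1)}$, which is $\frac16$ for $w=2,3$ and at most $\frac1{2w}\le\frac18$ for $w\ge4$. $\square$

**Lemma 13 (heavy pair at an end).** Let $|S|=5$, $k=2$, $u,u'\in S$ with $|u-u'|=1$, the other three nodes all on one side, $u$ nearer to them, at distances $\ge2$ from $u$. If $\lambda_u\ge\frac12$ and $\lambda_u+\lambda_{u'}\ge\frac43$, then $L$ is reducible.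

**Proof.** By reflection let the three nodes lie to the right; then $b=u'$, $c=u$. As $\beta_L\ge0$ and $\lambda_b<1$, $j_L=2+\beta_L-\lambda_b>1$, so $j_L\ge2$ and $\alpha_L=j_L-\lambda_c\ge2-\lambda_c>0$. The integral functional $\ell_L$ lies in the cone over the lattice triangle with vertices $(r,r^2)$, $r$ the three nodes. By Proposition 1 it is a sum of integral functionals of height one in this triangle. Each of them has $0\le\beta\le\alpha\le\frac12$ and $\beta\le\frac13$, since the distances are at least $2$ to $c$ and at least $3$ to $b$. Add them one by one until the sum $T$ has $\alpha_T\ge1-\lambda_c$. Then $\alpha_T<\frac32-\lambda_c\le1$. Before the last step $\beta\le\alpha<1-\lambda_c$, so $0\le\beta_T<\frac43-\lambda_c\le\lambda_b$. The coefficients of $T$ are at most those of $\ell_L$, because the remaining summands lie in the same simplicial cone. So (3) holds with $l=0$. $\square$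

## 7. Core of one integer

**Proposition 14.** $r=1$ is impossible.

Here $\mathcal X=S=\{a<b<c<d<e\}$ with successive gaps $A\ge1$, $B\ge2$, $C\ge2$, $E\ge1$.

**Preparation: three base pairs.** We apply Lemma 9 with $Q=\mathcal X$.

For $(b,d)$: $\gamma=\frac1{B+C}\le\frac14$, $\gamma_c=\frac1{BC}\le\frac14$, $\gamma_a,\gamma_e\le\frac15$; total $\le1.9$; $2\gamma+\max\gamma_r\le\frac34$.

For $(a,d)$: $\gamma\le\frac15$, $\gamma_b\le\frac14$, $\gamma_c,\gamma_e\le\frac16$; total $\le1.79$; $2\gamma+\max\gamma_r\le\frac{13}{20}$. The pair $(b,e)$ is symmetric.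

For $(a,e)$: $\gamma\le\frac16$, $\gamma_b,\gamma_d\le\frac15$, $\gamma_c\le\frac19$; total $\le1.68$; $2\gamma+\max\gamma_r\le\frac8{15}$.

Since $\sum\lambda=k\ge2$, $L$ is reducible if one of the following holds:
$$\begin{aligned}&\lambda_b,\lambda_d\ge\tfrac14,\ \lambda_b+\lambda_d\ge\tfrac34;\qquad&&\lambda_a,\lambda_d\ge\tfrac15,\ \lambda_a+\lambda_d\ge\tfrac{13}{20};\\&\lambda_b,\lambda_e\ge\tfrac15,\ \lambda_b+\lambda_e\ge\tfrac{13}{20};&&\lambda_a,\lambda_e\ge\tfrac16,\ \lambda_a+\lambda_e\ge\tfrac8{15}.\end{aligned}\tag{4}$$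
In particular $\max(\lambda_a,\lambda_b)$ and $\max(\lambda_d,\lambda_e)$ are not both $\ge\frac38$.

**Degree 3.** We exclude $k=3$. By reflection let $\lambda_d,\lambda_e<\frac38$, so $\lambda_a+\lambda_b+\lambda_c>\frac94$. By Lemma 8, $\lambda_b+\lambda_c<1+\frac1B\le\frac32$, so $\lambda_a>\frac34$. Then (4) forces $\lambda_d<\frac15$ and $\lambda_e<\frac16$, so $\lambda_a+\lambda_b+\lambda_c>2.63$. But $\lambda_a+\lambda_c<1+\frac1{A+B}\le\frac43$, so $\lambda_b>1$, contradicting (F1). From now on $k=2$, and in (V) it suffices that $\sum\varepsilon_r\le1$.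

**Step 1.** We show that the middle coefficient is small: $\lambda_c<\frac12$. Suppose $\lambda_c\ge\frac12$ and use (V) at $c$ with rays and all $U$'s. The distances of $a,b,d,e$ are at least $3,2,2,3$. By (R2) for $(b,d)$, $\varepsilon_b<\frac18$ or $\varepsilon_d<\frac18$; by reflection let $\varepsilon_d<\frac18$. If $\varepsilon_a\ge\frac1{15}$, then (R2) for $(a,d)$ and $(a,e)$ gives $\varepsilon_d<\frac1{10}$ and $\varepsilon_e<\frac1{18}$, so the sum is $<\frac13+\frac12+\frac1{10}+\frac1{18}<1$. If $\varepsilon_a<\frac1{15}$, then (R2) for $(b,e)$ gives $\varepsilon_b<\frac1{10}$ or $\varepsilon_e<\frac1{15}$, so the sum is $<\frac1{15}+\frac18+\max(\frac1{10}+\frac13,\frac12+\frac1{15})<1$. In both cases $L$ is reducible.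

**Step 2.** We show that one end carries a large coefficient. Now $\lambda_a+\lambda_b+\lambda_d+\lambda_e>\frac32$. By reflection let $M_1=\max(\lambda_a,\lambda_b)\ge M_2=\max(\lambda_d,\lambda_e)$. By (4) $M_2<\frac38$, so $\lambda_a+\lambda_b>\frac34$ and $M_1>\frac38$.

If $M_1=\lambda_a$: by (4) $\lambda_d<\max(.2,.65-.375)=.275$. If $\lambda_e\ge\frac16$, then $\lambda_a+\lambda_e\ge\frac38+\frac16>\frac8{15}$, so $\lambda_e<\frac16$. Thus $\lambda_a+\lambda_b>1.058$ and $\lambda_a>.529$. Now (4) gives $\lambda_d<\frac15$, so $\lambda_a+\lambda_b>\frac32-\frac15-\frac16=\frac{17}{15}$.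

If $M_1=\lambda_b$: (4) gives $\lambda_d<.375$, $\lambda_e<.275$, so $\lambda_b>\frac12(1.5-.65)=.425$. Then $\lambda_d<.325$, $\lambda_e<.225$, so $\lambda_b>.475$. Then $\lambda_d<.275$, $\lambda_e<.2$, so $\lambda_b>.5125$.

So always $\max(\lambda_a,\lambda_b)>\frac12$; and if $\lambda_b<\frac12$, then $M_1=\lambda_a$, $\lambda_a+\lambda_b>\frac{17}{15}$ and $\lambda_a>.63$.

**Step 3.** We exclude $A\ge2$.

*(i) $\lambda_b\ge\frac12$.* Use (V) at $b$ with rays, $U$'s and chords $(c,d)$. The distances of $a,c,d,e$ are $A\ge2$, $B\ge2$, $\ge4$, $\ge5$. (R2) gives: $\varepsilon_a<\frac18$ or $\varepsilon_c<\frac18$; $\varepsilon_a<\frac1{12}$ or $\varepsilon_d<\frac1{24}$; $\varepsilon_a<\frac1{14}$ or $\varepsilon_e<\frac1{35}$. If $\varepsilon_a\ge\frac18$, the sum is $<\frac12+\frac18+\frac1{24}+\frac1{35}<1$. If $\frac1{12}\le\varepsilon_a<\frac18$, it is $<\frac18+\frac12+\frac1{24}+\frac1{35}<1$. If $\frac1{14}\le\varepsilon_a<\frac1{12}$, it is $<\frac1{12}+\frac12+\frac14+\frac1{35}<1$.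 Let $\varepsilon_a<\frac1{14}$. If $B\ge3$, the distances of $c,d,e$ are at least $3,5,6$ and the sum is $<\frac1{14}+\frac13+\frac15+\frac16<1$. If $B=2$ and the sum is $>1$, then $\varepsilon_c>1-\frac1{14}-\frac14-\frac15>.478$ and $\varepsilon_d>1-\frac1{14}-\frac12-\frac15>.228$. As $\varepsilon_d<\frac1{d_d}$, $d_d=4$ and $C=2$. Then $\varphi_c,\varphi_d\ge\frac12$, and the chord $(c,d)$ with $s=1$ (heights $\frac12,\frac12$) fits, contradicting maximality.

*(ii) $\lambda_b<\frac12<\lambda_a$.* Use (V) at $a$ with rays and chords. The distances of $b,c,d,e$ are at least $2,4,6,7$. If the sum is $>1$, then $\varepsilon_b>1-\frac14-\frac16-\frac17>.44$, so $A=2$ and $\varphi_b>.88$. Also $\varepsilon_c>1-\frac12-\frac16-\frac17>.19$, so $d_c\in\{4,5\}$, $\varphi_c>.76$ and $B\in\{2,3\}$. The chord $(b,c)$ with $s=\lceil B/2\rceil$ has height at most $\frac12$ at $b$ and at most $\frac23$ at $c$, so it fits, a contradiction.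

**Step 4.** We exclude $A=1$.

*(i) $\lambda_b\ge\frac12$, $\lambda_a+\lambda_b\ge\frac43$.* Lemma 13 with $u=b$, $u'=a$.

*(ii) $\lambda_b\ge\frac12$, $\lambda_a+\lambda_b<\frac43$.* Then $\lambda_c+\lambda_d+\lambda_e>\frac23$. Use (V) at $b$ in two phases: first a maximal list of $U_{ac},U_{ad},U_{ae}$; then extend it by rays at $c,d,e$ and chords $(c,d)$ to a maximal list. The $U$'s stay non-addable, because residuals only decrease. Distances: $d_a=1$, $d_c=B\ge2$, $d_d\ge4$, $d_e\ge5$. (R2) gives: $\varepsilon_a<\frac13$ or $\varepsilon_c<\frac16$; $\varepsilon_a<\frac15$ or $\varepsilon_d<\frac1{20}$; $\varepsilon_a<\frac16$ or $\varepsilon_e<\frac1{30}$.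

If $\varepsilon_a\ge\frac13$: the second phase does not touch $a$, so already after the first phase the unused parts of $c,d,e$ are below $\frac16,\frac1{20},\frac1{30}$, together below $\frac14$. So the $U$'s used more than $\frac23-\frac14=\frac5{12}$ of $\lambda_c+\lambda_d+\lambda_e$. In $U_{aq}$ we have $\mu_a=d_q\mu_q\ge2\mu_q$, so they used at least $\frac56$ of $\lambda_a$. Then $\lambda_a\ge\frac56+\frac13>1$, impossible.

If $\frac15\le\varepsilon_a<\frac13$, the sum is $<\frac13+\frac12+\frac1{20}+\frac1{30}<1$. If $\frac16\le\varepsilon_a<\frac15$, it is $<\frac15+\frac12+\frac14+\frac1{30}<1$. Let $\varepsilon_a<\frac16$. If $B\ge3$, the sum is $<\frac16+\frac13+\frac15+\frac16<1$. If $B=2$ and the sum is $>1$, then $\varepsilon_c>1-\frac16-\frac14-\frac15>.38$, so $\varphi_c>.76$, and $\varepsilon_d>1-\frac16-\frac12-\frac15>.133$, so $\varphi_d>.53$. The chord $(c,d)$ with $s=\lfloor C/2\rfloor$ has heights $\frac{C-s}C\le\frac23$ at $c$ and $\frac sC\le\frac12$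 at $d$, so it fits, a contradiction.

*(iii) $\lambda_b<\frac12$.* Then $\lambda_a>.63$. Use Lemma 10 at $a$ with rays and chords on $c,d,e$ only and, if $(B,C,E)=(2,2,1)$, also $T_{356}$ on $c,d,e$. The distances of $c,d,e$ are at least $3,5,6$, so all masses are at most $\frac13<\lambda_a$. With $\rho=\varepsilon_c+\varepsilon_d+\varepsilon_e$ the used mass is $2-\lambda_a-\lambda_b-\rho$, and this is $\ge1-\lambda_a$ if $\rho\le1-\lambda_b$. So $\rho\le\frac12$ suffices. By (R3), $\varphi_c+\varphi_d<1+\frac1C$ and $\varphi_c+\varphi_e<1+\frac1{C+E}$. With $\theta=\varphi_c\in[0,1)$,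
$$\rho\le\frac\theta{d_c}+\frac1{d_d}\min\left(1,1+\tfrac1C-\theta\right)+\frac1{d_e}\min\left(1,1+\tfrac1{C+E}-\theta\right). \tag{5}$$
Replace the distances by lower bounds and $\frac1C,\frac1{C+E}$ by upper bounds. The right side is then a concave piecewise linear function of $\theta$, increasing up to its first breakpoint, so it is bounded by its values at the two breakpoints and at $\theta=1$.

If $B\ge3$: distances $\ge4,6,7$, sums $1+\frac1C\le\frac32$, $1+\frac1{C+E}\le\frac43$; the values at $\theta=\frac13,\frac12,1$ are $\le.40,.42,.39$.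

If $B=2$, $C\ge3$: distances $\ge3,6,7$, sums $\le\frac43,\frac54$; the values at $\frac14,\frac13,1$ are $\le.40,.41,.43$.

If $B=C=2$, $E\ge2$: distances $\ge3,5,7$, sums $\le\frac32,\frac54$; the values at $\frac14,\frac12,1$ are $\le.43,.48,.47$.

If $(B,C,E)=(2,2,1)$: distances $3,5,6$, sums $\frac32,\frac43$. As $T_{356}$ does not fit, $\varphi_c<\frac16$ or $\varphi_d<\frac12$ or $\varphi_e<\frac13$. In the first case $\rho<\frac1{18}+\frac15+\frac16<.43$. In the second $\rho\le\frac\theta3+\frac1{10}+\frac16\min(1,\frac43-\theta)$, and in the third $\rho\le\frac\theta3+\frac15\min(1,\frac32-\theta)+\frac1{18}$; both increase in $\theta$ and are $\le.49$ at $\theta=1$.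

So $\rho<\frac12$ and $L$ is reducible. This proves Proposition 14. $\square$

## 8. Core of two integers

The core is $0,1$. The plan: show in degree $2$ that in every five-node representation the two core coefficients are at least $\frac12$ and the outer ones are small (Lemma 15); then build $M$ near the edge $(0,1)$, using both triangulations of a quadrilateral.

By Carathéodory $L$ has a representation on some five-element $S$, and by (F2) $S=\{0,1\}\cup\{\text{three outer nodes}\}$ for any such $S$. Up to the reflection $t\mapsto1-t$, which exchanges $0$ and $1$, $S$ has two left nodes $x'=-P'<x=-P$ and one right node $y$. Put $G=P'-P$ and $Y=y-1$; then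
$$P\ge2,\quad G\ge1,\quad y\ge3,\quad Y\ge2 .$$
Coefficients: $\xi_1$ at $x'$, $\xi_2$ at $x$, $p_0,p_1$ at $0,1$, $\eta$ at $y$; $\sigma=\xi_1+\xi_2+\eta$.

Lemma 9 with $Q=S$: for the pair $(x,y)$, $\gamma\le\frac15$, the other three are $\le\frac16$, total $\le1.7$. For $(x',y)$, $\gamma\le\frac16$, $\gamma_x\le\frac15$, at $0$: $\le\frac19$, at $1$: $\le\frac18$, total $\le1.61$. So $L$ is reducible if
$$\xi_2,\eta\ge\tfrac15,\ \xi_2+\eta\ge\tfrac{17}{30},\qquad\text{or}\qquad\xi_1,\eta\ge\tfrac16,\ \xi_1+\eta\ge\tfrac8{15}. \tag{6}$$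

**Degree 3.** We exclude $k=3$. As $p_0,p_1<1$, $\sigma>1$. If $\eta\ge\frac12$, (6) gives $\xi_2<\frac15$, $\xi_1<\frac16$, and Lemma 8 gives $p_0+\eta<1+\frac1y\le\frac43$; the total is $<\frac43+1+\frac{11}{30}<3$, a contradiction. If $\frac3{10}\le\eta<\frac12$, then $\xi_2<\frac4{15}$ and $\xi_1<\frac7{30}$, so $\sigma<\frac12+\frac12=1$, a contradiction. If $\eta<\frac3{10}$, Lemma 8 gives $\xi_1+p_1<1+\frac1{P'+1}\le\frac54$ and $\xi_2+p_0<1+\frac1P\le\frac32$, so $\eta>\frac14$; then $\xi_2<\frac{17}{30}-\frac14=\frac{19}{60}$ and $\xi_1<\frac8{15}-\frac14=\frac{17}{60}$, so $\sigma<.9$, a contradiction. So $k=2$.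

**Lemma 15.** In every five-node representation of $L$ (with $k=2$), $p_0,p_1\ge\frac12$ and every outer coefficient is $<\frac16$. In particular $\sigma<\frac12$.

**Proof.** (a) If $p_0,p_1\ge\frac12$, Lemma 12 for the edge $(0,1)$ gives the rest, since all outer nodes have $w\ge2$. We exclude the other cases. In (V) it suffices that the sum of residuals is at most $1$.

(b) **The case $p_1\ge\frac12>p_0$.** Use (V) at $1$. Distances: $d_0=1$, $d_x=P+1\ge3$, $d_{x'}=P'+1\ge4$ on the left, $d_y=Y\ge2$ on the right. Moves: $U_{0y},U_{xy},U_{x'y}$; rays at $x,x',y$; chords $(x,x')$; if $P=3$, the chord $(0,x)$ with $\mu_0=\frac13$, $\mu_x=\frac16$ (distances $1,4$, heights $\frac13,\frac23$); if $P'=3$ (so $P=2$), the chord $(0,x')$ with $\mu_0=\frac13$, $\mu_{x'}=\frac16$, and $T_{134}$ on $0,x,x'$; if $(P,P')=(2,4)$, $T_{135}$ on $0,x,x'$. All masses are $\le\frac12$.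

If $\varepsilon_y\ge\frac1{Y(Y+1)}$, then at $y$ there is room for each of the three $U$'s, so $\varepsilon_0<\frac1{Y+1}\le\frac13$, $\varepsilon_x<\frac1{15}$, $\varepsilon_{x'}<\frac1{24}$; with $\varepsilon_y<\frac12$ the sum is $<1$.

Let $\varepsilon_y<\frac1{Y(Y+1)}\le\frac16$ and suppose the sum is $>1$. As $\varepsilon_0<\frac12$, $\varepsilon_x+\varepsilon_{x'}>\frac13$. As $\varepsilon_{x'}<\frac14$, $\varepsilon_x>\frac1{12}>\frac1{15}$, so (R2) for $(x,y)$ gives $\varepsilon_y<\frac1{10}$. Hence $\varepsilon_x+\varepsilon_{x'}>\frac25$. We go through the values of $P$ and $G$.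

- $P\ge4$: $\varepsilon_x+\varepsilon_{x'}<\frac15+\frac16<\frac25$, impossible.
- $P=3$, $G\ge2$: $\varphi_x+\varphi_{x'}<\frac32$ and $d_{x'}\ge6$ give $\varepsilon_x+\varepsilon_{x'}\le\frac14+\frac1{12}<\frac25$, impossible.
- $P=3$, $P'=4$: $\varepsilon_x>\frac25-\frac15=\frac15$ and $\varepsilon_0>1-\frac1{10}-\frac14-\frac15=.45$, so the chord $(0,x)$ fits, impossible.
- $P=2$, $G\ge3$: $\varphi_x+\varphi_{x'}<\frac43$ and $d_{x'}\ge6$ give $\varepsilon_x+\varepsilon_{x'}\le\frac13+\frac1{18}<\frac25$, impossible.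
- $P=2$, $P'=4$: $\varepsilon_x+\varepsilon_{x'}\le\frac{\varphi_x}3+\frac15\min(1,\frac32-\varphi_x)$. For $\varphi_x\le\frac12$ this is at most $\frac16+\frac15<\frac25$; for $\varphi_x>\frac12$ it is $\frac3{10}+\frac2{15}\varphi_x$. So $\varphi_x>\frac34$ and $\varepsilon_x+\varepsilon_{x'}\le\frac{13}{30}$. Also $\varphi_{x'}>5(\frac25-\frac13)=\frac13$ and $\varepsilon_0>1-\frac1{10}-\frac{13}{30}>.46$. So $T_{135}$ fits, impossible.
- $P=2$, $P'=3$: $\varepsilon_0>1-\frac1{10}-\frac13-\frac14>.31$. As $T_{134}$ does not fit, $\varphi_x<\frac12$ or $\varphi_{x'}<\frac13$. If $\varphi_x<\frac12$, then $\varepsilon_x<\frac16$, $\varepsilon_{x'}>\frac25-\frac16>\frac16$ and $\varepsilon_0>\frac9{10}-\frac16-\frac14>.48$, so the chord $(0,x')$ fits, impossible. If $\varphi_{x'}<\frac13$, then $\varepsilon_{x'}<\frac1{12}$ and $\varepsilon_{x'}>\frac25-\frac13=\frac1{15}>\frac1{24}$, so (R2) for $(x',y)$ gives $\varepsilon_y<\frac1{12}$, and the sum is $<\frac12+\frac1{12}+\frac13+\frac1{12}=1$,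 impossible.

(c) **The case $p_0\ge\frac12>p_1$.** Use (V) at $0$. Distances: $d_1=1$ and $d_y=y\ge3$ on the right, $d_x=P\ge2$ and $d_{x'}=P'\ge3$ on the left. Moves: $U_{x1},U_{x'1},U_{xy},U_{x'y}$, rays at $x,x',y$, chords $(x,x')$, and $V_1$ on $(1;x,x')$ if $(P,P')=(2,3)$. Here $\varepsilon_1<\frac12$. Put $\theta=\frac1{P(P+1)}\le\frac16$ and $\theta'=\frac1{P'(P'+1)}\le\frac1{12}$; these are the coefficients of $U_{x1}$ at $x$ and of $U_{x'1}$ at $x'$.

If $\varepsilon_x<\theta$, $\varepsilon_{x'}<\theta'$: if $\varepsilon_y\ge\frac1{15}$, (R2) for $(x,y)$ and $(x',y)$ gives $\varepsilon_x<\frac1{10}$, $\varepsilon_{x'}<\frac1{18}$, and the sum is $<\frac12+\frac13+\frac1{10}+\frac1{18}<1$; otherwise it is $<\frac12+\frac1{15}+\frac16+\frac1{12}<1$.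

If $\varepsilon_x\ge\theta$, $\varepsilon_{x'}<\theta'$: there is room at $x$ for $U_{x1}$ and $U_{xy}$, so $\varepsilon_1<\frac1{P+1}\le\frac13$, $\varepsilon_y<\frac1{15}$; the sum is $<\frac13+\frac12+\frac1{12}+\frac1{15}<1$.

If $\varepsilon_x<\theta$, $\varepsilon_{x'}\ge\theta'$: $\varepsilon_1<\frac1{P'+1}\le\frac14$, $\varepsilon_y<\frac1{18}$; the sum is $<\frac16+\frac13+\frac14+\frac1{18}<1$.

If $\varepsilon_x\ge\theta$, $\varepsilon_{x'}\ge\theta'$: again $\varepsilon_1<\frac1{P'+1}\le\frac14$, $\varepsilon_y<\frac1{18}$. For $G\ge2$: $P'\ge4$, $\varepsilon_1<\frac15$, and $\varphi_x+\varphi_{x'}<\frac32$ gives $\varepsilon_x+\varepsilon_{x'}\le\frac12+\frac18$; the sum is $<1$. For $G=1$, $P\ge3$: the sum is $<\frac15+\frac13+\frac14+\frac1{18}<1$. For $(P,P')=(2,3)$ suppose the sum is $>1$. Then $\varepsilon_1+\varepsilon_x+\varepsilon_{x'}>\frac{17}{18}$, so $\varepsilon_x>\frac{17}{18}-\frac7{12}>\frac13$, $\varepsilon_{x'}>\frac{17}{18}-\frac34>\frac16$,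 $\varepsilon_1>\frac{17}{18}-\frac56>\frac1{12}$. If $\varepsilon_{x'}\ge\frac14$, $V_1$ fits, impossible. Otherwise $\varepsilon_1>\frac{17}{18}-\frac34>\frac16$, and $M=v_0+V_2\le\lambda$ (its coefficient at $0$ is $\frac13\le p_0$), so $L$ is reducible.

(d) **The case $p_0,p_1<\frac12$.** Then $\sigma>1$.

*(d1) $\eta\ge\frac12$.* Use (V) at $y$ with rays and chords. Distances of $1,0,x,x'$: at least $2,3,5,6$. By (R3), $\varphi_1+\varphi_x<\frac43$ and $\varphi_1+\varphi_{x'}<\frac54$. The sum is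
$$<\tfrac{\varphi_1}2+\tfrac13+\tfrac15\left(\tfrac43-\varphi_1\right)+\tfrac16\left(\tfrac54-\varphi_1\right)=\tfrac2{15}\varphi_1+\tfrac13+\tfrac4{15}+\tfrac5{24}<1 .$$

*(d2) $\eta<\frac12$.* First, $\eta<\frac15$. Indeed if $\frac15\le\eta\le\frac{11}{30}$, (6) gives $\xi_2<\frac{17}{30}-\eta$ and $\xi_1<\frac{16}{30}-\eta$, so $\sigma<\frac{33}{30}-\eta\le.9$; if $\eta>\frac{11}{30}$, then $\xi_2<\frac15$, $\xi_1<\frac16$ and $\sigma<\frac12+\frac15+\frac16<1$. Both are contradictions. Hence $\xi_1+\xi_2>\frac45$. Seven subcases remain.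

*$G\ge2$, $\xi_2\ge\frac12$.* (V) at $x$ with rays, $U_{x'0},U_{x'1},U_{x'y}$ and chords $(0,y)$; distances of $x',0,1,y$: $G\ge2$ on the left, $\ge2,3,5$ on the right. (R2): $\varepsilon_{x'}<\frac18$ or $\varepsilon_0<\frac18$; $\varepsilon_{x'}<\frac1{10}$ or $\varepsilon_1<\frac1{15}$; $\varepsilon_{x'}<\frac1{14}$ or $\varepsilon_y<\frac1{35}$. If $\varepsilon_{x'}\ge\frac18$: sum $<\frac12+\frac18+\frac1{15}+\frac1{35}<1$. If $\frac1{10}\le\varepsilon_{x'}<\frac18$: sum $<\frac18+\frac12+\frac1{15}+\frac1{35}<1$. If $\varepsilon_{x'}<\frac1{10}$: $\varphi_0+\varphi_y<1+\frac1y\le\frac43$ gives $\varepsilon_0+\varepsilon_1+\varepsilon_y<\frac{\varphi_0}2+\frac13+\frac15(\frac43-\varphi_0)=.3\varphi_0+\frac13+\frac4{15}<.9$, and the sum is $<1$.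

*$G\ge2$, $\xi_1\ge\frac12$.* (V) at $x'$ with rays and chords; distances of $x,0,1,y$: at least $2,4,5,7$. $\varphi_x+\varphi_0<1+\frac1P\le\frac32$ and $\varphi_x+\varphi_1<\frac43$, so the sum is $<\frac{\varphi_x}2+\frac14(\frac32-\varphi_x)+\frac15(\frac43-\varphi_x)+\frac17=.05\,\varphi_x+\frac38+\frac4{15}+\frac17<1$.

*$G\ge2$, $\xi_1,\xi_2<\frac12$.* Now $\xi_1+\xi_2+p_0+p_1=2-\eta>\frac95$ with all four $<\frac12$, so each is $>.3$ and $\xi_1+p_1>.8$. Lemma 9 with $Q=\{x',x,0,1\}$ and pair $(x',1)$: $\gamma=\frac1{P'+1}\le\frac15$, $\gamma_x\le\frac16$, at $0$: $\le\frac14$; total $\le1.62$, $2\gamma+\max\gamma_r\le.65$. So $L$ is reducible.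

*$G=1$, $\xi_1,\xi_2\ge\frac12$.* Lemma 12 for the edge $(x',x)$ gives $p_0,p_1,\eta<\frac16$, so $\xi_1+\xi_2>\frac32$, and Lemma 13 with $u=x$, $u'=x'$ applies.

*$G=1$, $\xi_2\ge\frac12>\xi_1$.* (V) at $x$; distances: $d_{x'}=1$ on the left, $d_0=P\ge2$, $d_1=P+1\ge3$, $d_y\ge5$ on the right. Moves: $U_{x'0},U_{x'1},U_{x'y}$, rays at $0,1,y$, chords $(0,y)$, and $V_1$ on $(x';0,1)$ if $P=2$. Here $\varepsilon_{x'}<\frac12$. (R2): $\varepsilon_{x'}<\frac13$ or $\varepsilon_0<\frac16$; $\varepsilon_{x'}<\frac14$ or $\varepsilon_1<\frac1{12}$; $\varepsilon_{x'}<\frac16$ or $\varepsilon_y<\frac1{30}$. If $\varepsilon_{x'}\ge\frac13$: sum $<\frac12+\frac16+\frac1{12}+\frac1{30}<1$. If $\frac14\le\varepsilon_{x'}<\frac13$: sum $<\frac13+\frac12+\frac1{12}+\frac1{30}<1$. If $\varepsilon_{x'}<\frac14$ and $P\ge3$: sum $<\frac14+\frac13+\frac14+\frac16=1$. Let $\varepsilon_{x'}<\frac14$, $P=2$ and suppose the sum is $>1$.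

If $\frac16\le\varepsilon_{x'}<\frac14$: $\varepsilon_y<\frac1{30}$, so $\varepsilon_0>1-\frac14-\frac13-\frac1{30}>.38$ and $\varepsilon_1>1-\frac14-\frac12-\frac1{30}>.21$. If $\varepsilon_1\ge\frac14$, $V_1$ fits, impossible. Otherwise $\varepsilon_0>1-\frac14-\frac14-\frac1{30}>.46$ and $\varepsilon_{x'}>1-\frac12-\frac14-\frac1{30}>.21$, so $M=v_x+V_2\le\lambda$ (coefficient $\frac13\le\xi_2$ at $x$), and $L$ is reducible.

If $\varepsilon_{x'}<\frac16$: $\varphi_0+\varphi_y<\frac43$ and $\varphi_0=2\varepsilon_0$ give $\varepsilon_y<\frac4{15}-.4\,\varepsilon_0$, so the sum is $<\varepsilon_{x'}+.6\,\varepsilon_0+\varepsilon_1+\frac4{15}$. As it is $>1$, $.6\,\varepsilon_0>1-\frac16-\frac13-\frac4{15}$, so $\varepsilon_0>.38$, and $\varepsilon_1>1-\frac16-.3-\frac4{15}>.26$. As $V_1$ does not fit, $\varepsilon_{x'}<\frac1{12}$; but then the sum is $<\frac1{12}+.3+\frac13+\frac4{15}<1$, impossible.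

*$G=1$, $\xi_1\ge\frac12>\xi_2$.* (V) at $x'$; all nodes are to the right, $d_x=1$, $d_0=P+1\ge3$, $d_1\ge4$, $d_y\ge6$. Moves: rays at $0,1,y$, chords $(0,y),(1,y)$, and $T_{134}$ on $x,0,1$ if $P=2$. We have $\varepsilon_x<\frac12$, $\varphi_0+\varphi_y<1+\frac1y\le\frac43$, $\varphi_1+\varphi_y<1+\frac1{y-1}\le\frac32$. Let $\rho=\varepsilon_0+\varepsilon_1+\varepsilon_y$. If $P\ge3$, the distances of $0,1,y$ are at least $4,5,7$, so $\rho<\frac{\varphi_0}4+\frac15+\frac17(\frac43-\varphi_0)<\frac12$ and the sum is $<1$. Let $P=2$ and suppose the sum is $>1$. Then $\rho>\frac12$, while $\rho<\frac{\varphi_0}3+\frac{\varphi_1}4+\frac16(\frac43-\varphi_0)=\frac{\varphi_0}6+\frac{\varphi_1}4+\frac29$. As $T_{134}$ does not fit, one of three things happens. Either $\varepsilon_x<\frac16$; then $\rho>\frac56$, but $\rho<\frac16+\frac14+\frac29$. Or $\varphi_1<\frac13$; then $\rho<\frac16+\frac1{12}+\frac29<\frac12$. Or $\varphi_0<\frac12$; then $\rho<\frac16+\frac{\varphi_1}4+\frac16(\frac32-\varphi_1)=\frac5{12}+\frac{\varphi_1}{12}\le\frac12$.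 All three are impossible.

*$G=1$, $\xi_1,\xi_2<\frac12$.* Again $\xi_1,\xi_2,p_0,p_1<\frac12$ have sum $>\frac95$ and each is $>.3$. If $P=2$, the nodes are $(-3,-2,0,1)$, and $(\frac13,\frac16,\frac16,\frac13)$ and $(\frac16,\frac13,\frac13,\frac16)$ are in $\Lambda$: translated to $0,1,3,4$, the moments of $1,t,t^2,t^3$ are $1,2,7,26$ and $1,2,6,20$. If neither is $\le\lambda$, one of $\xi_1,p_1$ and one of $\xi_2,p_0$ is $<\frac13$, so the sum is $<\frac53$, impossible. If $P\ge3$, use Lemma 9 with $Q=\{x',x,0,1\}$ and pair $(x',1)$: $\gamma=\frac1{P+2}\le\frac15$, the other two $\gamma_r=\frac1{P+1}\le\frac14$; total $\le1.7$, $2\gamma+\max\gamma_r\le.65<.8<\xi_1+p_1$. So $L$ is reducible. $\square$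

**The edge $(0,1)$.** From now on we use Lemma 11 with $b=0$, $c=1$: $j_L=L(t)$, $\ell_L=L(t(t-1)\,\cdot)$. Every $\psi\ge0$ on $\{x_1,x_2,y_1,y_2\}$ with $\sum\psi_r\mathrm{ev}_r=\ell_L$ gives, by (2) with $k'=2$ and $j=j_L$, a representation of $L$. Indeed these $\psi$ form a convex set containing one that belongs to a representation. If a core coefficient were $\le0$ at some $\psi$, then on the segment from the valid $\psi$ to this one, at the first zero of a core coefficient, we would find a representation with a zero core coefficient, contradicting (F2).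

**Step 1.** We exclude $j_L\ge2$. In a five-node representation $\alpha_L=j_L-p_1\ge2-p_1$, and left nodes contribute negatively to $\alpha$. So the right nodes contribute at least $2-p_1$. There are one or two of them; their distances to $1$ are at least $2$, and at least $2,3$ if there are two. So with at most $\lfloor\psi_r\rfloor$ units at each right node we can reach more than $2-p_1-\frac12-\frac13\ge1-p_1$. Add units one at a time and stop when $\alpha_T\ge1-p_1$. Then $\alpha_T<\frac32-p_1\le1$. Before the last unit $\beta\le\alpha<1-p_1$, and one unit has $\beta\le\frac13$, so $0\le\beta_T<\frac43-p_1<p_0$, as $p_0+p_1=2-\sigma>\frac32$. By (3) with $l=0$, $L$ is reducible.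

**Step 2.** $j_L\le0$ reduces to Step 1: the reflection $t\mapsto1-t$ replaces $j_L$ by $2-j_L\ge2$.

So $j_L=1$. The points $(r,r^2)$, $r\in\{x_1,x_2,y_1,y_2\}$, are the vertices of a convex quadrilateral. Let D1 be its triangulation into $\{x_2,y_1,y_2\},\{x_1,x_2,y_2\}$ (diagonal $x_2y_2$) and D2 the one into $\{x_1,x_2,y_1\},\{x_1,y_1,y_2\}$ (diagonal $x_1y_1$). Put $A_i=-x_i$, $X_i=1-x_i$, $Y_i=y_i-1$. Then $A_1\ge X_2$, $Y_2\ge y_1$, $Y_1\ge2$, $Y_2\ge3$.

**Lemma 16.** Let $\ell$ be an integral functional of height one in the quadrilateral, $\alpha_1$ its $\alpha$ computed in D1 and $\beta_2$ its $\beta$ computed in D2. Then $\alpha_1\le0$ or $\beta_2\ge0$.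

**Proof.** On a triangle let $g=\prod(t-r)$ over its vertices. As in Section 3, $\alpha=-\ell(g[1,t])/g(1)$, $\beta=-\ell(g[0,t])/g(0)$, and for $g=(t-u)(t-v)(t-z)$
$$g[c,t]=(t-u)(t-v)+(c-z)(t+c-u-v).$$
Signs: $g(1)>0$ on $\{x_2,y_1,y_2\}$, $g(1)<0$ on $\{x_1,x_2,y_2\}$, $g(0)<0$ on $\{x_1,x_2,y_1\}$, $g(0)>0$ on $\{x_1,y_1,y_2\}$. Let $m=\ell(t)\in\mathbb Z$ and assume $\alpha_1>0>\beta_2$. The functional $\ell$ lies in one triangle of D1 and one of D2; in each of the four combinations we take for $u,v$ the two common vertices.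

*$\{x_2,y_1,y_2\}$ and $\{x_1,x_2,y_1\}$.* Put $w=\ell((t-x_2)(t-y_1))\ge0$. $\alpha_1>0$ means $w+(1-y_2)(m+1-x_2-y_1)<0$, that is $Y_2(m+1-x_2-y_1)>w\ge0$, so $m\ge x_2+y_1$. $\beta_2<0$ means $w+A_1(m-x_2-y_1)<0$, so $m<x_2+y_1$. Contradiction.

*$\{x_1,x_2,y_2\}$ and $\{x_1,y_1,y_2\}$.* Put $w=-\ell((t-x_1)(t-y_2))\ge0$. $\alpha_1>0$ means $-w+X_2(m+1-x_1-y_2)>0$, so $m\ge x_1+y_2$. $\beta_2<0$ means $-w-y_1(m-x_1-y_2)>0$, so $m<x_1+y_2$. Contradiction.

*$\{x_2,y_1,y_2\}$ and $\{x_1,y_1,y_2\}$.* Put $w=\ell((t-y_1)(t-y_2))\ge0$, $\rho=y_1+y_2-m$. $\alpha_1>0$ means $w+X_2(1-\rho)<0$, $\beta_2<0$ means $w-A_1\rho>0$. So $X_2(\rho-1)>w>A_1\rho$; hence $\rho>1$ and $A_1\rho\ge X_2\rho>X_2(\rho-1)$, a contradiction.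

*$\{x_1,x_2,y_2\}$ and $\{x_1,x_2,y_1\}$.* Put $w=\ell((t-x_1)(t-x_2))\ge0$, $\rho=m-x_1-x_2$. $\alpha_1>0$ means $w-Y_2(\rho+1)>0$, $\beta_2<0$ means $w-y_1\rho<0$. So $Y_2(\rho+1)<w<y_1\rho$; hence $\rho>0$ and $y_1\rho\le Y_2\rho$, a contradiction. $\square$

**Proposition 17.** $r=2$ is impossible.

**Proof.** It remains to treat $k=2$, $j_L=1$.

**Step 3.** We choose $T$, the outer part of $M$. Take the representation of $L$ whose outer part lies in a triangle of D1; it has five nodes, so Lemma 15 applies to it. Put $q=\alpha_L=1-p_1\in(0,\frac12]$; also $\sigma<\frac12$. By Proposition 1 write $\ell_L=\sum\ell_i$ with integral $\ell_i$ of height one in this triangle. Those with $\alpha(\ell_i)>0$ have total $\alpha\ge q$; each has $\alpha(\ell_i)\le\frac12$ (right nodes have distance at least $2$ to $1$), and by Lemma 16 each has $\beta\ge0$ in D2. Add some of them to get $T$ with $q\le\alpha_T<q+\frac12\le1$. Let $|T|=\sum\frac{\psi_r(T)}{r(r-1)}$, computed in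 D1; then $|T|\le\sigma<\frac12$. Let $M\in\Lambda$ have $M(1)=1$, $M(t)=1$, $M(t(t-1)\,\cdot)=T$.

**Step 4.** We show $M\in C(\mathcal X)$. By (2) its core coefficients are $1-\alpha$ at $1$ and $\beta$ at $0$, so we need a representation $\psi\ge0$ of $T$ with $\alpha\le1$, $\beta\ge0$. In D1, $\beta_T=\alpha_T-|T|$. If $\beta_T\ge0$ we are done. Otherwise move linearly from the D1-representation of $T$ towards the sum of the D2-representations of the chosen $\ell_i$, which has $\beta\ge0$, until $\beta=0$. Two representations of $T$ on four nodes differ by a multiple $\nu$ of the coefficient vector of $[x_1,x_2,y_1,y_2]$, and the function $\frac1{t-c}$ has this divided difference $-\prod_r\frac1{r-c}$. So the changes satisfy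
$$\frac{\Delta\alpha}{\Delta\beta}=\prod_r\frac r{r-1}=\frac{A_1A_2\,y_1y_2}{X_1X_2\,Y_1Y_2}\in\left(0,\tfrac32\cdot\tfrac43\right]=(0,2].$$
As $\Delta\beta=|T|-\alpha_T$, at $\beta=0$ we have $\alpha\le\alpha_T+2(|T|-\alpha_T)<2|T|<1$. So $M\in C(\mathcal X)$.

**Step 5.** We show $N=L-M\in C(\mathcal X)$. It has degree $1$, $N(t)=0$, and its outer part $\ell_L-T$ is nonnegative in the D1-triangle. There $\alpha_N=q-\alpha_T\in(-\frac12,0]$, and $\beta_N=\alpha_N-(\text{mass of }\ell_L-T)>-\frac12-\frac12=-1$, as this mass is at most $\sigma<\frac12$. By (2) with $k'=1$, $j=0$ the core coefficients are $-\alpha_N\ge0$ and $1+\beta_N\ge0$. So $N\in C(\mathcal X)$ and $L$ is reducible. $\square$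

## 9. Core of three integers

**Set-up.** The core is $0,1,2$, with $x_2\le-2$, $y_1\ge4$; the reflection is $t\mapsto2-t$. Put $X_i=1-x_i$, $Y_i=y_i-1$ (all $\ge3$) and $\varpi=t(t-1)(t-2)$. For an outer node $r$ put $\psi_r=\lambda_r|\varpi(r)|$, and $f_i(\psi)=\sum_r\frac{\psi_r}{|r-i|}$ for $i=0,1,2$. Let
$$B_0=L((t-1)(t-2)),\qquad J=L(t(t-2)),\qquad B_2=L(t(t-1)).$$
At outer nodes these three polynomials are positive and equal $\frac{|\varpi(r)|}{|r-i|}$; so
$$2\lambda_0=B_0-f_0,\qquad\lambda_1=f_1-J,\qquad2\lambda_2=B_2-f_2,\qquad B_0-2J+B_2=2k. \tag{7}$$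
Let $\ell_L=L(\varpi\,\cdot)$ on $\mathbb Z[t]_{\le1}$, with coordinates $h=\ell(1)$, $s=\ell(t-1)$. A right node contributes $\psi\cdot(1,Y)$, a left node $\psi\cdot(-1,X)$. Let $\Psi$ be the convex set of all $\psi\ge0$ on the four outer nodes that represent $\ell_L$. As in Section 8 (the core coefficients (7) are affine in $\psi$, and (F2) forbids a first zero), every $\psi\in\Psi$ gives a representation of $L$, with all core coefficients in $(0,1)$.

The vector $\ell_L$ lies in the cone generated by $(-1,X_2)$ and $(1,Y_1)$, since this cone contains $(0,1)$ and hence $(-1,X_1)$ and $(1,Y_2)$. This gives the near representation, with $S=\{x_2,0,1,2,y_1\}$. From now on write $X=X_2$, $Y=Y_1$ and, in the near representation, $\xi=\lambda_{x_2}$, $\eta=\lambda_{y_1}$, $\tau=\xi+\eta$. Then $\psi_{x_2}=\xi(X-1)X(X+1)$ and $\psi_{y_1}=\eta(Y-1)Y(Y+1)$. Since $\frac12(v_0+v_2)\in\Lambda$, $\lambda_0$ and $\lambda_2$ are not both $\ge\frac12$.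

**Lemma 18.** In the near representation $\xi,\eta<\frac12$; not both $\xi,\eta\ge\frac16$ and $\tau\ge\frac{11}{24}$; and $\tau<\frac23$. Moreover $k=2$.

**Proof.** Lemma 9 for the pair $(x_2,y_1)$ with $Q=S$: $\gamma=\frac1{X+Y}\le\frac16$, at $0,1,2$ the bounds are $\frac18,\frac19,\frac18$; total $\le1.53$ and $2\gamma+\max\gamma_r\le\frac{11}{24}$. This is the second claim. If $\eta\ge\frac12$, use (V) at $y_1$ with rays and chords; the distances of $2,1,0,x_2$ are at least $2,3,4,6$, and $\varphi_2+\varphi_0<\frac32$, $\varphi_2+\varphi_{x_2}<1+\frac1{X+1}\le\frac54$, so the sum is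
$$<\tfrac{\varphi_2}2+\tfrac13+\tfrac14\left(\tfrac32-\varphi_2\right)+\tfrac16\left(\tfrac54-\varphi_2\right)=\tfrac{\varphi_2}{12}+\tfrac13+\tfrac38+\tfrac5{24}\le1\le k-1,$$
and $L$ is reducible. So $\eta<\frac12$, and by reflection $\xi<\frac12$. If both are $\ge\frac16$, $\tau<\frac{11}{24}$; otherwise $\tau<\frac16+\frac12=\frac23$.

Let $k=3$; by reflection $\lambda_0<\frac12$. Then $\lambda_1+\lambda_2>3-\frac23-\frac12=\frac{11}6$, so $\lambda_1,\lambda_2>\frac56$; and $\tau>3-\frac52=\frac12$, so an outer coefficient is $>\frac14$. The outer nodes have $w\ge2$ for the edge $(1,2)$, so Lemma 12 applies. Hence $k=2$. $\square$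

**Lemma 19.** In the near representation $\tau\le\frac12$, so $\lambda_0+\lambda_1+\lambda_2\ge\frac32$.

**Proof.** Suppose $\tau>\frac12$. By Lemma 18, after reflection, $\xi<\frac16$ and $\frac13<\eta<\frac12$. Also $\lambda_0+\lambda_1+\lambda_2=2-\tau>\frac43$.

**Step 1.** We exclude $Y\ge4$ by Lemma 9 with $Q=\{0,1,2,y_1\}$, where $\sum_Q\lambda=2-\xi>\frac{11}6$. Pair $(0,y_1)$: $\gamma\le\frac15$, others $\le\frac14,\frac16$, total $\le1.62$. Pair $(1,y_1)$: $\gamma\le\frac14$, others $\le\frac15,\frac13$, total $\le1.79$. Pair $(2,y_1)$: $\gamma\le\frac13$, others $\le\frac1{10},\frac14$, total $\le1.69$. As $\eta>\frac13$,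
$$\lambda_0<\max\left(\tfrac15,\tfrac{13}{20}-\eta\right),\quad\lambda_1<\max\left(\tfrac14,\tfrac56-\eta\right),\quad\lambda_2<\max\left(\tfrac13,\tfrac{11}{12}-\eta\right).$$
The sum of these bounds plus $\eta$ is convex on $[\frac13,\frac12]$, with end values $<1.74$ and $1.45$. But $\lambda_0+\lambda_1+\lambda_2+\eta>\frac{11}6$, a contradiction.

**Step 2.** Let $Y=3$, $y_1=4$. The following are in $\Lambda$, with coefficients at $(0,1,2,4)$ and, in brackets, the moments of $t,t^2,t^3$: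
$$\begin{aligned}&E_1=(0,\tfrac23,0,\tfrac13)\ [2,6,22],&&E_2=(\tfrac18,\tfrac13,\tfrac14,\tfrac7{24})\ [2,6,21],\\&E_3=(0,\tfrac13,\tfrac12,\tfrac16)\ [2,5,15],&&E_4=(\tfrac12,\tfrac13,0,\tfrac16)\ [1,3,11],\\&E_5=(\tfrac14,0,\tfrac12,\tfrac14)\ [2,6,20],&&E_6=(\tfrac18,0,\tfrac34,\tfrac18)\ [2,5,14],\\&E_7=(\tfrac38,0,\tfrac14,\tfrac38)\ [2,7,26],&&E_8=(\tfrac34,0,0,\tfrac14)\ [1,4,16],\\&E_9=(\tfrac14,\tfrac13,0,\tfrac5{12})\ [2,7,27],&&E_{10}=(\tfrac58,0,\tfrac14,\tfrac18)\ [1,3,10].\end{aligned}$$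
None of them is $\le\lambda$. From $E_1$, $\lambda_1<\frac23$. From $E_2$ (as $\eta>\frac13>\frac7{24}$), one of three cases holds.

*$\lambda_0<\frac18$.* Then $\lambda_1+\lambda_2>\frac{29}{24}$ and $\lambda_2>\frac{13}{24}$, so $E_3$ gives $\lambda_1<\frac13$ and $\lambda_2>\frac78$. At node $2$ (distances $X+1$ to $x_2$, $2$ to $y_1$) take $M=v_2+mU_{x_2y_1}$ with $m=\lceil2(X+1)(1-\lambda_2)\rceil$. The mass $\frac m{2(X+1)}$ lies in $[1-\lambda_2,1]$. The coefficient at $x_2$ is
$$\tfrac m{(X+1)(X+3)}<\tfrac{2(1-\lambda_2)}{X+3}+\tfrac1{(X+1)(X+3)}\le\tfrac{1-\lambda_2}3+\tfrac1{24}<\xi,$$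
since $\xi=2-\eta-\lambda_0-\lambda_1-\lambda_2>2-\frac12-\frac18-\frac13-\lambda_2=\frac1{24}+(1-\lambda_2)$. The coefficient at $y_1$ is $\frac m{2(X+3)}<(1-\lambda_2)+\frac1{2(X+3)}<\frac18+\frac1{12}<\eta$. So $L$ is reducible.

*$\lambda_0\ge\frac18$, $\lambda_1<\frac13$.* Then $\lambda_0+\lambda_2>1$. If $\lambda_2\ge\frac12$, $E_5$ gives $\lambda_0<\frac14$, so $\lambda_2>\frac34$ and $E_6\le\lambda$, impossible. So $\lambda_2<\frac12<\lambda_0$. If $\lambda_2\ge\frac14$, $E_7$ gives $\eta<\frac38$, so $\lambda_0+\lambda_2>2-\frac38-\frac16-\frac13=\frac98$, $\lambda_0>\frac58$ and $E_{10}\le\lambda$, impossible. If $\lambda_2<\frac14$, $\lambda_0>\frac34$ and $E_8\le\lambda$, impossible.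

*$\lambda_0\ge\frac18$, $\lambda_1\ge\frac13$, $\lambda_2<\frac14$.* Then $\lambda_0+\lambda_1>\frac{13}{12}$. $E_4$ gives $\lambda_0<\frac12$. Also $\lambda_0>\frac{13}{12}-\frac23=\frac5{12}$, so $E_9$ gives $\eta<\frac5{12}$. Then $\lambda_1>2-\frac5{12}-\frac16-\frac14-\frac12=\frac23$, impossible. $\square$

Since $f_1\ge0$ and $\lambda_1<1$, $J\ge0$. Put
$$m_0=B_0-1,\quad m_2=B_2-1,\quad a_0=1-2\lambda_0,\quad a_2=1-2\lambda_2\in(-1,1).$$
Then $m_0+m_2=2J+2$ and, by (7),
$$f_0=m_0+a_0,\qquad f_1=J+\lambda_1,\qquad f_2=m_2+a_2. \tag{8}$$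

### 9.1. The case $J=0$

Here $f_1(\psi)=\lambda_1<1$ on all of $\Psi$. Also $B_0,B_2>0$ by (7), so $B_0,B_2\ge1$, and $B_0+B_2=4$.

**Lemma 20.** If $f_1<1$ on $\Psi$, some $\psi\in\Psi$ has $f_2(\psi)\le1$; by reflection some $\psi\in\Psi$ has $f_0(\psi)\le1$.

**Proof.** Let $e=(h,s)=(0,1)$. Represented on a left node $x$ and a right node $y$ with $X=1-x$, $Y=y-1$, it has $\psi_x=\psi_y=\frac1{X+Y}$ and
$$f_0(e)=\tfrac1{(X-1)(Y+1)},\qquad f_1(e)=\tfrac1{XY},\qquad f_2(e)=\tfrac1{(X+1)(Y-1)}. \tag{9}$$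
Put $\mathsf t=Y_2-Y_1\ge1$ and $\mathsf d=X_1-X_2\ge1$. We use farther nodes to lower $f_2$.

*$h=i\ge0$.* Let $j=s-iY_1\ge0$. The near representation $i\,\mathrm{ev}_{y_1}+je$ has $f_1=\frac i{Y_1}+\frac j{X_2Y_1}<1$, so $iX_2+j\le X_2Y_1-1$ and $i\le Y_1-1$. If $j\le i\mathsf t$, take $\psi_{y_1}=i-\frac j{\mathsf t}$, $\psi_{y_2}=\frac j{\mathsf t}$; then $f_2\le\frac i{Y_1-1}\le1$. If $j>i\mathsf t$, write $\ell_L=i\,\mathrm{ev}_{y_2}+(j-i\mathsf t)e$ with $e$ on $(x_1,y_2)$; then $f_2=\frac{i(X_1+1)+j-i\mathsf t}{(X_1+1)(Y_2-1)}$. The numerator is $(iX_2+j)+i(\mathsf d+1-\mathsf t)\le X_2Y_1+(Y_1-1)(\mathsf d+1)\le(X_2+\mathsf d+1)Y_1\le(X_1+1)(Y_2-1)$, so $f_2\le1$.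

*$h=-i<0$.* Let $j=s-iX_2\ge0$. Similarly $iY_1+j\le X_2Y_1-1$ and $i<X_2$. If $j\le i\mathsf d$, use $\psi_{x_2}=i-\frac j{\mathsf d}$, $\psi_{x_1}=\frac j{\mathsf d}$; then $f_2\le\frac i{X_2+1}<1$. If $j>i\mathsf d$, write $\ell_L=i(-\mathrm{ev}_{x_1})+(j-i\mathsf d)e$ with $e$ on $(x_1,y_2)$; then $f_2=\frac{i(Y_2-1)+j-i\mathsf d}{(X_1+1)(Y_2-1)}$. The numerator is $(iY_1+j)+i(\mathsf t-1-\mathsf d)\le X_2Y_1+X_2(\mathsf t-1)=X_2(Y_2-1)$, so $f_2<1$. $\square$

If $B_2=3$, the $\psi$ of Lemma 20 has $2\lambda_2=3-f_2\ge2$, contradicting (F1). Similarly $B_0\ne3$. So $B_0=B_2=2$, and we split $L$ in two halves. In the near representation $f_0,f_2\le\frac32f_1<\frac32$, since the termwise ratios are at most $\frac X{X-1},\frac Y{Y-1}\le\frac32$. Write $\ell_L=i\mathsf g+je$ with integers $i,j\ge0$, $\mathsf g=\mathrm{ev}_{y_1}$ or $-\mathrm{ev}_{x_2}$, and $e$ on $(x_2,y_1)$. The values $f_0,f_2$ are at most $\frac12$ for $\mathsf g$ and at most $\frac18$ for $e$. Put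 $T=\lfloor\frac i2\rfloor\mathsf g+\lceil\frac j2\rceil e$ and $T'=\ell_L-T=\lceil\frac i2\rceil\mathsf g+\lfloor\frac j2\rfloor e$. Then $f_0,f_2$ of $T$ are $<\frac34+\frac1{16}<1$, and of $T'$ are $<\frac34+\frac14=1$. Let $M\in\Lambda$ have $M(1)=M(t)=M(t(t-1))=1$ and $M(\varpi\,\cdot)=T$. Then $M((t-1)(t-2))=1$ and $M(t(t-2))=0$, so its core coefficients are $\frac{1-f_0(T)}2,\ f_1(T),\ \frac{1-f_2(T)}2\ge0$; the outer ones are $\ge0$. By (7), $L-M$ has the same form with $T'$. So $L$ is reducible, and $J=0$ is impossible.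

### 9.2. The case $J\ge1$: an integer in an intersection of intervals

Only the near representation is used from here on. By reflection let $\lambda_0<\frac12$, so $0<a_0<1$. We encode an integral functional $T=(h,s)$ by $h$ and the integer $F=s+h(X-Y)$. With
$$N_0=(X-1)(Y+1),\qquad N_1=XY,\qquad N_2=(X+1)(Y-1)$$
the formulas $\psi_{x_2}=\frac{s-Yh}{X+Y}$, $\psi_{y_1}=\frac{s+Xh}{X+Y}$ give
$$f_0=\frac{F-h}{N_0},\qquad f_1=\frac F{N_1},\qquad f_2=\frac{F+h}{N_2};\qquad\text{near cone: }F\ge Xh,\ F\ge-Yh. \tag{10}$$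
Put $A_0=N_0a_0$, $\Phi=N_1\lambda_1$, $A_2=N_2a_2$. By (8) and (10) these are the integers
$$A_0=F_L-h_L-m_0N_0,\qquad\Phi=F_L-JN_1,\qquad A_2=F_L+h_L-m_2N_2, \tag{11}$$
and $A_2<N_2$, $0<A_0<N_0$.

For an integer $\nu\ge0$ and $T$ let $M\in\Lambda$ have $M(1)=M(t)=1$, $M(t(t-1))=\nu+1$, $M(\varpi\,\cdot)=T$. Then $M((t-1)(t-2))=\nu+1$ and $M(t(t-2))=\nu$, so the core coefficients are $\frac{\nu+1-f_0}2,\ f_1-\nu,\ \frac{\nu+1-f_2}2$. Hence $0\le M\le\lambda$ if and only if
$$f_0(T)\in[\nu+a_0,\nu+1],\quad f_1(T)\in[\nu,\nu+\lambda_1],\quad f_2(T)\in[\nu+a_2,\nu+1],\quad T,\ \ell_L-T\in\text{near cone}. \tag{12}$$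

**Lemma 21.** Let $a_0>0$, $A_2\le A_0$ and $\omega=(X-1)a_0-X\lambda_1$. Then $L$ is reducible if some integer $\nu\ge0$ satisfies

(i) $\nu\ge\omega$;

(ii) $\nu\le m_0$ and $\nu\le m_0(Y+1)-JY$;

(iii) $(m_2-1+a_2)(Y-1)+2\nu\le m_0(Y+1)$;

(iv) $m_0(X-1)+2\nu\le m_2(X+1)$;

(v) $A_0+A_2\le2\Phi+2\nu$;

(vi) if $\nu>0$: $2\nu\le N_2+A_0$ and $\nu\le X(J+\lambda_1)-m_0(X-1)$.

Moreover $2\Phi-A_0-A_2=m_0N_0+m_2N_2-2JN_1$.

**Proof.** The identity is immediate from (11). Take $h_T=\nu(Y-X)+z$ and $F_T=\nu N_0+A_0+h_T=\nu(XY-1)+A_0+z$ with $z\in\mathbb Z$. Then $f_0(T)=\nu+a_0$. The other conditions in (12) become $l_i\le z\le u_i$, $i=1,\dots,4$: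

- $T$ in the cone: $l_1=-\nu(Y-1)-\frac{A_0}{Y+1}$, $u_1=\nu(X+1)+\frac{A_0}{X-1}$;
- $f_1$: $l_2=\nu-A_0$, $u_2=\nu+\Phi-A_0$;
- $f_2$ (note $F_T+h_T=\nu N_2+A_0+2z$): $l_3=\frac{A_2-A_0}2$, $u_3=\frac{N_2-A_0}2$;
- $\ell_L-T$ in the cone (its $F-h$ is $(m_0-\nu)N_0$): $l_4=h_L-m_0(Y+1)+\nu(X+1)$, $u_4=h_L+m_0(X-1)-\nu(Y-1)$.

For the last item: with $h'=h_L-h_T$ the cone conditions read $(X-1)h'\le(m_0-\nu)N_0$ and $-(Y+1)h'\le(m_0-\nu)N_0$, that is $-(m_0-\nu)(X-1)\le h'\le(m_0-\nu)(Y+1)$.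

If $\nu=0$, then $l_2=-A_0\le l_1$, so $l_2$ may be dropped. It suffices that every $[l_i,u_j]$ contains an integer, because then $\max\lceil l_i\rceil\le\min\lfloor u_j\rfloor$. As $l_2,l_4,u_2,u_4$ are integers, pairs involving one of them need only $l_i\le u_j$. We check all pairs.

$(l_1,u_1)$ and $(l_3,u_1)$: $l_1,l_3\le0\le u_1$.

$(l_3,u_3)$: both ends lie in $\frac12\mathbb Z$, with difference $\frac{N_2-A_2}2\ge\frac12$.

$(l_1,u_3)$: if $u_3\ge0$, the integer $0$ lies between. Otherwise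
$$u_3-l_1\ge\tfrac12\left(N_2-A_0\tfrac{Y-1}{Y+1}\right)>\tfrac12\left((X+1)-(X-1)\right)(Y-1)=Y-1\ge2 .$$

$(l_1,u_2)$: $\frac Y{Y+1}A_0-\Phi\le\nu Y$; dividing by $Y$ this is (i).

$(l_1,u_4)$: it says $h_L+m_0(X-1)+\frac{A_0}{Y+1}\ge0$; multiplied by $Y+1$ this is $F_L+Yh_L\ge0$, which is true.

$(l_2,u_1)$, $(l_2,u_2)$: clear, as $A_0,\Phi\ge0$.

$(l_2,u_3)$, needed for $\nu>0$: $2\nu\le N_2+A_0$, in (vi).

$(l_2,u_4)$, needed for $\nu>0$: $\nu Y\le h_L+A_0+m_0(X-1)=F_L-m_0(X-1)Y$. As $F_L=XY(J+\lambda_1)$, this is the second part of (vi).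

$(l_3,u_2)$: this is (v).

$(l_3,u_4)$: by (11), $2h_L=A_2-A_0+m_2N_2-m_0N_0$, so it reads $m_0(X-1)(Y-1)+2\nu(Y-1)\le m_2N_2$, which is (iv).

$(l_4,u_1)$: multiplied by $X-1$ it is $Xh_L\le F_L$, true.

$(l_4,u_2)$: by (11), $\Phi-A_0=h_L+m_0N_0-JN_1$, so it reads $\nu X\le m_0X(Y+1)-JXY$, in (ii).

$(l_4,u_3)$: with $2h_L+A_0=A_2+m_2N_2-m_0N_0$ it reads $(m_2-1+a_2)N_2+2\nu(X+1)\le m_0(X+1)(Y+1)$, which is (iii).

$(l_4,u_4)$: $\nu(X+Y)\le m_0(X+Y)$, in (ii). $\square$

Put $\hat a=\xi(X+1)$ and $\hat b=\eta(Y-1)$. From the formulas for $\psi_{x_2},\psi_{y_1}$,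
$$f_1=\hat a(X-1)+\hat b(Y+1),\qquad f_0-f_1=\hat a-\hat b,\qquad f_2-f_1=\eta(Y+1)-\xi(X-1), \tag{13}$$
and, term by term,
$$f_2\le\tfrac Y{Y-1}f_1,\qquad f_0\le\tfrac X{X-1}f_1,\qquad(X-1)f_0\le(X+1)f_2,\qquad f_1=J+\lambda_1<J+1. \tag{14}$$

### 9.3. Case I: $\lambda_2<\frac12$

Now $a_0,a_2>0$, and by Lemma 19 $\lambda_1\ge\frac32-\lambda_0-\lambda_2>\frac12$, $\lambda_1+\lambda_2>1$, $\lambda_0+\lambda_1>1$. The case is reflection symmetric, and the reflection exchanges $A_0$ and $A_2$; so assume $A_2\le A_0$.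

**Step 1.** We bound the outer coefficients: $\xi<\frac3{2X}$ and $\eta<\frac3{2Y}$. Suppose $\xi\ge\frac3{2X}$. At node $1$ the node $x_2$ has distance $X$ and, on the other side, $2$ has distance $1$. With $R=\lceil X(1-\lambda_1)\rceil\ge1$ use $R-1$ copies of $U_{x_2,2}$ and one ray at $x_2$, each of mass $\frac1X$; the mass $\frac RX$ lies in $[1-\lambda_1,1]$. The coefficient at $2$ is $\frac{R-1}{X+1}<1-\lambda_1<\lambda_2$; at $x_2$ it is $\frac1X+\frac{R-1}{X(X+1)}<\frac1X+\frac1{2(X+1)}<\frac3{2X}\le\xi$. So $L$ is reducible. The bound for $\eta$ follows by reflection.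

**Step 2.** We determine $m_0-J,m_2-J$. By Step 1, $\hat a<2$, $\hat b<\frac32$, and $f_2-f_1\in(-\frac32,2)$. Further $\lambda_1-a_0=\lambda_1+2\lambda_0-1\ge\frac12+\lambda_0-\lambda_2>0$ and $\lambda_1-a_2\ge\frac12+\lambda_2-\lambda_0>0$; both are $<1$. Hence $m_0-J=\hat a-\hat b+\lambda_1-a_0$ and $m_2-J=f_2-f_1+\lambda_1-a_2$ lie in $(-\frac32,3)$. They are integers with sum $2$, so $(m_0-J,m_2-J)\in\{(0,2),(1,1),(2,0)\}$.

**Step 3.** We apply Lemma 21 with $\nu=0$. (i): $\omega<0$, as $\lambda_1>a_0$. (ii): $m_0\ge J$. (v): $a_0+a_2=2-2(\lambda_0+\lambda_2)\le2\lambda_1-1$, $N_0=XY-1+(X-Y)$, $N_2=XY-1-(X-Y)$, so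
$$A_0+A_2=(XY-1)(a_0+a_2)+(X-Y)(a_0-a_2)\le(XY+|X-Y|)(2\lambda_1-1)\le2XY(2\lambda_1-1)\le2XY\lambda_1=2\Phi .$$
(iii) is clear if $m_2\le m_0$, as $a_2<1$. For $(0,2)$ it says $(1+a_2)(Y-1)\le2J$. By (14), $(J+2+a_2)(Y-1)=f_2(Y-1)\le Yf_1<(J+1)Y$, which gives
$$(1+a_2)(Y-1)<J+1 \tag{15}$$
and $J+1\le2J$. (iv) is clear unless $(2,0)$, where it says $X-1\le J$. By (14), $(J+2+a_0)(X-1)\le Xf_1<(J+1)X$, so $(1+a_0)(X-1)<J+1$ and $X-1\le J$. So $L$ is reducible, and Case I is impossible.

### 9.4. Case II: $\lambda_2\ge\frac12$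

Now $a_2\le0<a_0$, so $A_2\le0<A_0$, and $\lambda_1+\lambda_2\ge\frac32-\lambda_0>1$.

**Step 1.** We show $\hat a<2$. Otherwise $\xi\ge\frac2{X+1}$. Use the edge $(1,2)$ in Lemma 11 with $i=\lceil X(2-\lambda_1)\rceil$ units at $x_2$ ($w=X$) and $l=-2$. The conditions (3) are $X+1\le i\le(X+1)(1+\lambda_2)$ and $X(2-\lambda_1)\le i\le2X$, and the coefficient is $\frac i{X(X+1)}\le\frac2{X+1}\le\xi$. They hold: $i\ge X+1$ as $X(2-\lambda_1)>X$; clearly $i\le2X$; and $i<X(2-\lambda_1)+1$ while $(X+1)(1+\lambda_2)-X(2-\lambda_1)-1=X(\lambda_1+\lambda_2-1)+\lambda_2>0$. So $L$ is reducible.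

**Step 2.** We show $\hat b<\frac32$. Otherwise put $w=Y-1$, so $\eta\ge\frac3{2w}$. At node $2$ the node $y_1$ has distance $w$ and, on the other side, $1$ has distance $1$. With $R=\lceil w(1-\lambda_2)\rceil\ge1$ use $R-1$ copies of $U_{1,y_1}$ and one ray at $y_1$. The mass $\frac Rw$ lies in $[1-\lambda_2,1]$; the coefficient at $1$ is $\frac{R-1}{w+1}<1-\lambda_2<\lambda_1$; at $y_1$ it is $\frac1w+\frac{R-1}{w(w+1)}<\frac1w+\frac1{2(w+1)}<\frac3{2w}\le\eta$. So $L$ is reducible.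

**Step 3.** We list the possible $m_0$. Let $\kappa=\lambda_1-a_0=2\lambda_0+\lambda_1-1$. As $\lambda_0+\lambda_1\ge\frac32-\lambda_2>\frac12$, $\kappa\in(-\frac12,1)$. So $m_0-J=\hat a-\hat b+\kappa\in(-2,3)$, that is, $m_0-J\in\{2,1,0,-1\}$. Note $\omega=-(X\kappa+a_0)$, and
$$\text{if }\omega\le0,\text{ then }A_0\le\tfrac{Y+1}Y\Phi\le2\Phi,\text{ hence (v) holds for }\nu=0. \tag{16}$$

**Step 4.** We bound $J$: $J<XY-1$ and $J<N_2$. We have $J<f_1$ and, by (13), $f_1<2(X-1)+\frac32(Y+1)$. Now $XY-1-2(X-1)-\frac32(Y+1)=(X-\frac32)(Y-2)-\frac72\ge0$ except for $(X,Y)=(3,3),(4,3),(3,4)$; there $f_1=\xi(X^2-1)+\eta(Y^2-1)\le\frac12\max(X^2-1,Y^2-1)\le XY-1$ by Lemma 19. And $N_2-2(X-1)-\frac32(Y+1)=(X-\frac12)(Y-3)-2\ge0$ if $Y\ge4$, while for $Y=3$, $f_1=\hat a(X-1)+8\eta<2(X-1)+4=N_2$.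

We treat the four values of $m_0$; in each $m_2=2J+2-m_0$. Lemma 21 is available, as $A_2\le A_0$.

**Step 5: $m_0=J+2$, $m_2=J$.** Here $\kappa=2-\hat a+\hat b>0$, so $\omega<0$. Take $\nu=0$. (ii) and (iii) are clear. (iv): by (14), $(m_0+a_0)(X-1)\le(m_2+a_2)(X+1)$, and $a_0>0\ge a_2$. (v) is (16). So $L$ is reducible.

**Step 6: $m_0=m_2=J+1$.** Here $\kappa=1-\hat a+\hat b$. If $\omega\le0$, take $\nu=0$; (ii) to (iv) are clear and (v) is (16). Let $\omega>0$. Then $\kappa<0$, $|\kappa|=a_0-\lambda_1<\frac12$, $\omega=X|\kappa|-a_0$, $\hat a=1+\hat b+|\kappa|$.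

If $\lambda_1<\frac1X$: $\xi=\frac{\hat a}{X+1}\ge\frac1{X+1}$, and
$$\lambda_2\ge\tfrac32-\lambda_0-\lambda_1=1+\tfrac{a_0}2-\lambda_1>1-\tfrac{\lambda_1}2>1-\tfrac1{2X}>1-\tfrac1{X+1}.$$
So $\frac1{X+1}v_{x_2}+\frac X{X+1}v_2$, which is in $\Lambda$ by Lemma 8 ($2-x_2=X+1$), is $\le\lambda$, and $L$ is reducible.

If $\lambda_1\ge\frac1X$: by (13), $J+\lambda_1=f_1=(X-1)(1+|\kappa|)+\hat b(X+Y)$. Let
$$\mathcal B=X(J+\lambda_1)-(J+1)(X-1)=J-(X-1)+X\lambda_1<J+1 .$$
Inserting $J$ gives $\mathcal B=(X-1)|\kappa|+\hat b(X+Y)-\lambda_1+X\lambda_1$, and $\omega=X|\kappa|-\lambda_1-|\kappa|$; so $\mathcal B-\omega=X\lambda_1+\hat b(X+Y)\ge1$. Take $\nu=\lceil\omega\rceil\ge1$. Then $\nu<\omega+1\le\mathcal B<J+1$, so $\nu\le J$. (i) holds. (ii): $\nu\le J+1$ and $\nu\le J+Y+1$. (iii): $(J+a_2)(Y-1)+2\nu\le J(Y+1)$. (iv): $\nu\le J+1$. (v): $2\Phi-A_0-A_2=(J+1)(2XY-2)-2JXY=2XY-2(J+1)\ge0$ by Step 4. (vi): $\nu<\omega+1<\frac X2+1$, so $2\nu<X+2\le N_2$; and $\nu\le\mathcal B$.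 So $L$ is reducible.

**Step 7: $m_0=J$, $m_2=J+2$.** Here $\kappa=\hat b-\hat a$. Condition (iii) says $\nu\le\zeta:=J-\frac12(1+a_2)(Y-1)$. The derivation of (15) applies, so $0\le\frac{J-1}2<\zeta\le J$. (ii) says $\nu\le J$. (iv), $J(X-1)+2\nu\le(J+2)(X+1)$, follows from $\nu\le J$. (v): $2\Phi-A_0-A_2=J(2XY-2)+2N_2-2JXY=2N_2-2J\ge0$. (vi) says $\nu\le J+X\lambda_1$ and $2\nu\le N_2+A_0$. If $\omega\le0$ take $\nu=0$. Let $\omega>0$: then $\kappa<0$, $|\kappa|=a_0-\lambda_1<\frac12$, $\hat a=\hat b+|\kappa|$, $\omega=X|\kappa|-a_0$. By definition $L(t-1)=\frac{B_2-B_0}2=1$, and evaluating $t-1$ in the representation gives $\eta Y-\xi X=1+\lambda_0-\lambda_2=:g>0$. Inserting $\eta=\frac{\hat b}{Y-1}$, $\xi=\frac{\hat b+|\kappa|}{X+1}$ and multiplying by $(X+1)(Y-1)$,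
$$\hat b(X+Y)=(Y-1)\left(g(X+1)+|\kappa|X\right).$$
By (13), $J+\lambda_1=\hat b(X+Y)+(X-1)|\kappa|$; also $\frac{1+a_2}2=1-\lambda_2=g-\lambda_0$. Therefore
$$\zeta-\omega=(Y-1)(gX+\lambda_0+|\kappa|X)+(a_0-\lambda_1-|\kappa|)=(Y-1)(gX+\lambda_0+\omega+a_0)>2(\lambda_0+a_0)=2(1-\lambda_0)>1 .$$
So $\nu=\lceil\omega\rceil\le\zeta$, and $2\nu<X+2\le N_2$ as in Step 6; all conditions hold, and $L$ is reducible.

**Step 8: $m_0=J-1$, $m_2=J+3$.** Here $L(t-1)=\frac{B_2-B_0}2=2$. We use the edge $(1,2)$ in Lemma 11 with $i$ units at $y_1$, $w=Y-1\ge2$. As $j_L=2$, part (b) of the lemma gives $\alpha_L=2-\lambda_2$, that is $\eta Y-\xi X-\lambda_0=2-\lambda_2$. The number of available units is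
$$\psi'=\eta w(w+1)=w(2-\lambda_2+\lambda_0+\xi X)>w .$$

Try $l=0$, $i=\lceil w(1-\lambda_2)\rceil$. Then $1\le i\le\lceil w/2\rceil\le w<\psi'$ and $1-\lambda_2\le\frac iw\le1$, so this succeeds unless $i>(w+1)\lambda_1$. As $\lceil w/2\rceil\le\frac{w+1}2$, we get $\lambda_1<\frac12$.

Try $l=1$, $i=\lceil w(2-\lambda_2)\rceil$. Then $w+1\le i\le2w$, and $i\le(w+1)(1+\lambda_1)$, since $i<w(2-\lambda_2)+1$ and $(w+1)(1+\lambda_1)-w(2-\lambda_2)-1=w(\lambda_1+\lambda_2-1)+\lambda_1\ge0$. So (3) holds and this succeeds if $i\le\psi'$. Hence $\psi'<i<w(2-\lambda_2)+1$, which gives $w\lambda_0<1$.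

*$w\ge4$.* Then $(w+1)\lambda_1\ge(w+1)(\frac32-\lambda_0-\lambda_2)\ge(w+1)(\frac12-\frac1w)+w(1-\lambda_2)\ge1+w(1-\lambda_2)>i$ for the $i$ of $l=0$, so $l=0$ succeeds.

*$w=3$, $y_1=5$.* Now $\lambda_0<\frac13$. If $\lambda_2<\frac23$, then $\lambda_1>\frac32-\frac13-\frac23=\frac12$, a contradiction. So $\lambda_2\ge\frac23$; then $l=0$ has $i=1$ and fails, so $\lambda_1<\frac14$, hence $\lambda_0>\frac14$ and $4\eta\ge2-\lambda_2+\lambda_0>\frac54$, $\eta>\frac5{16}$. The point $(\frac15,0,\frac23,\frac2{15})$ on $(0,1,2,5)$ has moments $1,2,6,22$, so it is in $\Lambda$, and it is $\le\lambda$.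

*$w=2$, $y_1=4$.* Here $l=0$ has $i=1$ and fails, so $\lambda_1<\frac13$; then $\lambda_0\ge\frac32-\lambda_1-\lambda_2>\frac16$ and $3\eta>\frac76$, $\eta>\frac7{18}$. If $\lambda_0\ge\frac14$, then $E_5=(\frac14,0,\frac12,\frac14)\le\lambda$. Otherwise $\lambda_2>\frac32-\frac13-\frac14=\frac{11}{12}$ and $E_6=(\frac18,0,\frac34,\frac18)\le\lambda$.

So $L$ is reducible in every case. We have proved:

**Proposition 22.** $r=3$ is impossible.

**Proof of Theorem 3.** By Lemma 6 a smallest failure of (iii)$\Rightarrow$(i) has $r\in\{1,2,3,4\}$, and Propositions 14, 17, 22 and 7 exclude all four values. So (iii)$\Rightarrow$(i). The implication (i)$\Rightarrow$(ii) is trivial, and (ii)$\Rightarrow$(iii) is Proposition 5. In particular a cyclic polytope of dimension $4$ is normal if and only if (1) holds. $\square$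

## 10. Dimension three as facets of dimension four

**Proof of Corollary 4.** We first treat a simplex $C_3(a,b,c,d)$ with integers $a<b<c<d$, by realizing it as a facet of a normal four-dimensional polytope. Let
$$\mathcal X=\{a-3,\ a-2,\ a,\ b,\ c,\ d,\ d+2,\ d+3\}.$$
Here $\Delta_{23}=2$ and $\Delta_{67}=2$, so $\mathcal X$ is good and the corresponding $C_4$ is normal by Theorem 3. The indices $3,4,5,6$ of $a,b,c,d$ form a set $\{i,i+1,j,j+1\}$, so by Gale they span a facet. A face of a normal polytope is normal: if a lattice point of the cone over the face is a sum of lattice points of degree $1$ of the polytope, all summands lie in the face, because its supporting functional is nonnegative on them and vanishes on the sum. By the moment test, a functional supported on $\{a,b,c,d\}$ is integral on $\mathbb Z[t]_{\le4}$ if and only if it is integral on $\mathbb Z[t]_{\le3}$. So the facet, with its lattice, is unimodularly equivalent to $C_3(a,b,c,d)$, which is therefore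 normal.

A general $C_3(\tau_1,\dots,\tau_n)$ has a triangulation that uses only its vertices. So every integer point of the cone over it lies in the cone over some simplex $C_3(a,b,c,d)$ with $a,b,c,d$ among the $\tau_i$, and there it is a sum of lattice points of degree $1$. Hence $C_3(\tau_1,\dots,\tau_n)$ is normal. $\square$
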